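\title{Bicyclic graphs of maximal energy}

\begin{abstract}
The energy of a graph is the sum of the absolute values of its adjacency eigenvalues. Let $P_n^{6,6}$ be the graph of order $n$ that consists of two hexagons joined by a path. We prove that for $n\ge 12$, $n\ne 13,15$, this graph is the unique graph of maximal energy among all connected graphs with $n$ vertices and $n+1$ edges. In particular, for $n=14$ and all $n\ge16$ it is the unique bicyclic molecular graph of maximal energy, which is a conjecture of Gutman and Vidovi\'c. For $n=13$ and $n=15$ the statement fails: a triangle and a hexagon joined by a path have larger energy. The proof compares characteristic polynomials pointwise on the imaginary axis. For even $n$ every non-bipartite competitor is compared directly with $P_n^{6,6}$. For odd $n$ this is impossible, and the graph consisting of a triangle and a hexagon joined by a path serves as an intermediate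 step.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
All graphs are simple. The \emph{energy} $\mathcal E(G)$ of a graph $G$ is the sum of the absolute values of the eigenvalues of its adjacency matrix. A connected graph with $n$ vertices and $n+1$ edges is called \emph{bicyclic}, and a connected graph of maximum degree at most $3$ is called a \emph{molecular graph} (it can serve as the carbon-atom skeleton of a conjugated hydrocarbon). Which bicyclic graph of order $n$ has the largest energy?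

An integral formula, recalled in Section~\ref{sec:tools}, expresses $\mathcal E(G)$ through the values of the characteristic polynomial on the imaginary axis. For a forest these values are, up to a unit, those of the matching generating polynomial $\sum_k m(G,k)x^{n-2k}$, so a forest with many matchings has large energy; among forests of order $n$ the path wins (Lemma~\ref{lem:match}(a) below, with \eqref{eq:coulson}). So energy favors long paths, and for bicyclic graphs one is led to two cycles joined by a long path. For cycles $C_a,C_b$ let $P_n^{a,b}$ be the graph of order $n$ obtained by joining $C_a$ and $C_b$ by a path of order $n-a-b+2$, one end vertex of which is identified with a vertex of $C_a$ and the other with a vertex of $C_b$. Which cycles should one put at the ends? A cycle of length $\equiv2\pmod 4$ adds to the polynomial, a cycle of length $\equiv0\pmod 4$ subtracts from it, and an odd cycle contributes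 an imaginary part. This suggests two candidates: the hexagon, the shortest cycle with the favorable sign, and the triangle, the shortest odd cycle.

The graph $P_n^{6,6}$, two hexagons joined by a path of order $n-10$, is the molecular graph of the $\alpha,\beta$ diphenyl-polyene $C_6H_5(CH)_{n-12}C_6H_5$. The following conjecture of Gutman and Vidovi\'c is recorded in \cite{LSWL}: \emph{for $n=14$ and $n\ge16$, the bicyclic molecular graph of order $n$ with maximal energy is $P_n^{6,6}$.} The peculiar list of orders is not an accident, as the following theorem shows.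

\begin{theorem}\label{thm:main}
Let $n\ge12$, $n\ne13,15$. Every connected bicyclic graph $G$ of order $n$ satisfies $\mathcal E(G)\le\mathcal E(P_n^{6,6})$, with equality if and only if $G\cong P_n^{6,6}$. For $n=13$ and $n=15$ this fails: $\mathcal E(P_n^{3,6})>\mathcal E(P_n^{6,6})$, and $P_n^{3,6}$ is a molecular graph.
\end{theorem}

No degree restriction is imposed, and $G$ may be bipartite or not. Thus the conjecture is true, and for $n\ge12$ the graph $P_n^{6,6}$ is the unique maximizer among all connected bicyclic graphs of order $n$ if and only if $n\notin\{13,15\}$.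

We use the following known result for the bipartite case.

\begin{theorem}[Bipartite case]\label{thm:bip}
For every connected bipartite bicyclic graph $G$ on $n\ge12$ vertices, $\mathcal E(G)\le\mathcal E(P_n^{6,6})$, with equality if and only if $G\cong P_n^{6,6}$.
\end{theorem}

So only non-bipartite graphs remain. A connected bicyclic graph contains either
\begin{itemize}
\item[(i)] two vertex-disjoint cycles, and no others; or
\item[(ii)] a theta graph, that is, two branch vertices joined by three internally disjoint paths, which gives three cycles, and no others; or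
\item[(iii)] two cycles that share exactly one vertex, and no others.
\end{itemize}
In case (iii) there is a vertex of degree at least $4$, so Section~\ref{sec:vertex}, which treats it, is not needed for the conjecture; neither is the last part of Section~\ref{sec:odd}, on $n=13,15$.

\subsection{The idea, and why the parity of $n$ matters}
For $x>0$ put $f_G(x)=i^{-n}\chi(G,ix)$, where $\chi$ is the characteristic polynomial. If $|f_G(x)|\le|f_{G'}(x)|$ for all $x>0$, then $\mathcal E(G)\le\mathcal E(G')$. Write $x=Y-Y^{-1}$ with $Y>1$, and $q=Y^{-2}$. We shall see in Section~\ref{sec:ends} that, up to terms that decay with the length of the path,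
\[
|f_{P_n^{a,b}}|\approx \frac{Y^n}{1+q}\,|\beta_a|\,|\beta_b| ,
\]
where the \emph{end factor} $\beta_a$ depends only on $q$ and the end cycle. The hexagon has end factor $\alpha$ and the triangle an end factor of modulus $r$, and a small computation gives $\alpha>r$. So $\alpha^2>\alpha r>r^2$, and $P_n^{6,6}$ should beat $P_n^{3,6}$ and $P_n^{3,3}$.

For even $n\ge12$ this can be made rigorous: we show $|f_G|<f_{P_n^{6,6}}$ for all $x>0$ and every non-bipartite $G$. For odd $n$ it cannot: a bipartite graph of odd order has the eigenvalue $0$, so $f_{P_n^{6,6}}(0)=0$, whereas $|f_{P_n^{3,6}}(0)|=8$ (see \eqref{eq:atzero}). The decaying terms, negligible for large $x$, decide the matter near $x=0$. For odd $n\ge17$ we therefore show that every non-bipartite $G$ satisfies $|f_G|\le|f_{P_n^{3,6}}|$ pointwise. What remains is the comparison of the energies of $P_n^{3,6}$ and $P_n^{6,6}$. The quotient $f_{P_n^{6,6}}/|f_{P_n^{3,6}}|$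 turns out to increase along odd $n$ at every $x$, so for the positive result a single order, $n=17$, has to be computed. The same monotonicity carries the failure at $n=15$ down to $n=13$.

\section{The polynomial on the imaginary axis}\label{sec:tools}

\subsection{An integral formula}
Let $G$ have $n$ vertices and adjacency eigenvalues $\lambda_1,\dots,\lambda_n$, and let $\chi(G,t)=\prod_j(t-\lambda_j)$. For $x>0$ put
\[
f_G=f_G(x)=i^{-n}\chi(G,ix)=\prod_j(x+i\lambda_j),\qquad |f_G|=\prod_j\sqrt{x^2+\lambda_j^2}.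
\]
For real $\lambda,\mu$ we have $\int_0^\infty\ln\frac{x^2+\lambda^2}{x^2+\mu^2}\,dx=\pi(|\lambda|-|\mu|)$: both sides vanish for $|\lambda|=|\mu|$ and are continuous in $\lambda$, and the derivative of the left side with respect to $\lambda>0$ is $\int_0^\infty\frac{2\lambda}{x^2+\lambda^2}\,dx=\pi$. Hence, for graphs $G,G'$ of equal order,
\begin{equation}\label{eq:coulson}
\mathcal E(G)-\mathcal E(G')=\frac2\pi\int_0^\infty\ln\frac{|f_G|}{|f_{G'}|}\,dx .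
\end{equation}
From now on $x>0$ is arbitrary but fixed, and inequalities between polynomials are meant for every $x>0$.

\subsection{Cycles and matchings}
Let $m(G,k)$ be the number of $k$-matchings of $G$ and $M(G)=\sum_k m(G,k)x^{n-2k}$; for the empty graph $M=1$. Sachs' theorem says $\chi(G)=\sum_{\mathcal C}(-2)^{|\mathcal C|}\mu(G-\mathcal C)$, where $\mathcal C$ runs over all sets of pairwise disjoint cycles and $\mu(G,t)=\sum_k(-1)^km(G,k)t^{n-2k}$. Substituting $t=ix$ gives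
\begin{equation}\label{eq:sachs}
f_G=\sum_{\mathcal C}\Big(\prod_{C\in\mathcal C}w_C\Big)M(G-\mathcal C),\qquad w_C=-2i^{-|C|}.
\end{equation}
So $w_C=2$ if $|C|\equiv2$, $w_C=-2$ if $|C|\equiv0\pmod4$, and $w_C=\pm2i$ if $|C|$ is odd; two odd cycles have the same weight if and only if their lengths agree modulo $4$. We also write $w_a$ for the weight of a cycle of length $a$. For a forest, $f_G=M(G)$.

Every term of \eqref{eq:sachs} is a choice of disjoint cycles and matching edges. Sorting the terms by what covers a given leaf, edge or vertex gives the following rules.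
\begin{itemize}
\item If $y$ is a leaf with neighbor $z$, then $f_G=xf_{G-y}+f_{G-y-z}$; if $y$ is isolated, then $f_G=xf_{G-y}$. The same holds for $M$.
\item For an edge $e=uv$: $f_G=f_{G-e}+f_{G-u-v}+\sum_{C\ni e}w_Cf_{G-C}$, and $M(G)=M(G-e)+M(G-u-v)$.
\item For a vertex $v$: $f_G=xf_{G-v}+\sum_{u\sim v}f_{G-u-v}+\sum_{C\ni v}w_Cf_{G-C}$.
\item $M$ does not decrease when edges are added.
\item If $C$ is an even cycle of $G$, then $M(G)\ge2M(G-C)$, because $C$ has two perfect matchings. Hence $M(G)+w_CM(G-C)\ge0$.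
\end{itemize}

\subsection{Paths and cycles in the variable $q$}
Let $Y>1$ be defined by $Y-Y^{-1}=x$, and let $q=Y^{-2}\in(0,1)$, so $x=Y(1-q)$. The number $q$ is small when $x$ is large and tends to $1$ as $x\to0$. Let $F_m=M(P_m)$, where $P_m$ is the path with $m$ vertices. Then $F_m=xF_{m-1}+F_{m-2}$, which we use to define $F_m$ for all integers; $F_0=1$, $F_{-1}=0$, $F_{-2}=1$. The characteristic roots of the recurrence are $Y$ and $-Y^{-1}$, and
\begin{equation}\label{eq:F}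
F_m=\frac{Y^m\bigl(1-(-q)^{m+1}\bigr)}{1+q}.
\end{equation}
Every sequence with $z_m=xz_{m-1}+z_{m-2}$ satisfies
\begin{equation}\label{eq:shift}
z_m=F_jz_{m-j}+F_{j-1}z_{m-j-1}\qquad(j\ge0).
\end{equation}
In particular $F_{p+s}=F_pF_s+F_{p-1}F_{s-1}$, so $F_pF_s\le F_{p+s}$ for $p,s\ge0$. Also $F_m-F_{m-2}=xF_{m-1}\ge0$ for $m\ge0$. The first values are $F_1=x$, $F_2=x^2+1$, $F_3=x^3+2x$, $F_4=x^4+3x^2+1$. Put
\[
V_m=F_m+F_{m-2}=Y^m+(-1)^mY^{-m}=xF_{m-1}+2F_{m-2},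
\]
so $V_m=M(C_m)$ for $m\ge3$. If $a$ is odd, then $|f_{C_a}|^2=V_a^2+4=(Y^a+Y^{-a})^2$, so $|f_{C_a}|=Y^a(1+q^a)$.

\section{Reference graphs and end factors}\label{sec:ends}

\subsection{End factors}\label{sec:endfactors}
Delete in $P_n^{a,b}$ a cycle edge at the attachment vertex of $C_a$, and then one at that of $C_b$. The edge rule gives
\[
f_{P_n^{a,b}}=F_n+(F_{a-2}+w_a)F_{n-a}+(F_{b-2}+w_b)F_{n-b}+(F_{a-2}+w_a)(F_{b-2}+w_b)F_{n-a-b}.
\]
If we replace each $F_m$ whose index involves $n$ by its leading part $Y^m/(1+q)$, the right side factors as $\frac{Y^n}{1+q}\beta_a\beta_b$ with $\beta_a=1+(F_{a-2}+w_a)Y^{-a}$. For the hexagon and the triangle this is easy to compute. From $x^2+1=Y^2(1-q+q^2)$ and $x^2+2=Y^2(1+q^2)$ we get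
\[
F_4+2=(x^2+1)(x^2+2)+1=Y^4\bigl((1-q+q^2)(1+q^2)+q^2\bigr)=Y^4(1-q+3q^2-q^3+q^4),
\]
and therefore $\beta_6=1+(F_4+2)Y^{-6}$ equals
\[
\alpha:=1+q-q^2+3q^3-q^4+q^5=(1-q+q^2)A,\qquad A:=1+2q+q^3 .
\]
Since $xY^{-3}=q(1-q)$, the triangle has $|\beta_3|^2=(1+q-q^2)^2+4q^3=r^2$, where
\[
r^2:=1+2q-q^2+2q^3+q^4=4q+(1-q-q^2)^2,\qquad r>0 .
\]

\begin{lemma}\label{lem:alphar}
For $0<q<1$: $\ \alpha>r$, $\ r^2\ge4q$ and $r^2>1+q$.
\end{lemma}
\begin{proof}
Squaring gives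
\begin{equation}\label{eq:alpha2}
\alpha^2=1+2q-q^2+4q^3+5q^4-6q^5+13q^6-8q^7+7q^8-2q^9+q^{10},
\end{equation}
so $\alpha^2-r^2=q^3(2+4q-6q^2+13q^3-8q^4+7q^5-2q^6+q^7)$. Here $2+4q-6q^2=2(1-q)(1+3q)>0$, $13q^3\ge8q^4$ and $7q^5\ge2q^6$, so the bracket is positive; and $\alpha>0$. The second claim is clear from the formula for $r^2$, and $r^2-1-q=q-q^2+2q^3+q^4>0$.
\end{proof}

This is the reason why $P_n^{6,6}$ should win for large $n$, in its smallest instance: the three graphs $P_n^{6,6},P_n^{3,6},P_n^{3,3}$ have leading terms of modulus $\frac{Y^n}{1+q}$ times $\alpha^2>\alpha r>r^2$. The margin is thin, $\alpha^2-r^2$ being of order $q^3$ as $q\to0$, and the estimates below have to be correspondingly careful.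

\subsection{The two reference graphs}
For all integers $m$ put $p_m=F_m+(F_4+2)F_{m-6}$. For $m\ge6$ this is $f$ of a hexagon with one pendant path, $m$ vertices in total. The sequence satisfies $p_m=xp_{m-1}+p_{m-2}$, and
\[
p_4=2F_4+2=2(x^2+1)(x^2+2),\qquad p_5=F_5,\qquad p_6=(x^2+1)^2(x^2+4).
\]
Hence $p_m>0$ for $m\ge4$, $p_m>p_{m-2}$ for $m\ge6$, and $p_m\ge F_m$ for $m\ge5$. With
\[
B=1+2q^2+q^3,\qquad c=\frac{1-q+q^2}{1+q}
\]
we have
\begin{equation}\label{eq:p}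
p_m=cY^m\bigl[A+(-1)^mq^{m-4}B\bigr].
\end{equation}
Both sides satisfy the same recurrence. For $m=4$ they agree because $A+B=2(1+q)(1+q^2)$ and $p_4=2Y^4(1-q+q^2)(1+q^2)$; for $m=5$ because $A-qB=(1+q)(1-q^3)$ and $F_5=Y^5(1-q^6)/(1+q)$.

Let $g_n=f_{P_n^{6,6}}$ ($n\ge12$) and $\varphi_n=f_{P_n^{3,6}}$ ($n\ge9$). Deleting a cycle edge at one attachment vertex gives
\begin{equation}\label{eq:gphi}
g_n=p_n+(F_4+2)p_{n-6},\qquad \varphi_n=p_n+(x+w)p_{n-3},\quad w=w_3=\pm2i .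
\end{equation}
These are polynomials in $x$, so they may be evaluated at $x=0$. There $F_m=1$ for even $m\geq 0$ and $F_m=0$ for odd $m\ge 1$. So for odd $n\ge13$
\begin{equation}\label{eq:atzero}
g_n(0)=0,\qquad |\varphi_n(0)|=2p_{n-3}(0)=2(1+3)=8 .
\end{equation}

\begin{lemma}\label{lem:lower}
For even $n\ge12$,
\begin{equation}\label{eq:glow}
g_n>\frac{\alpha^2Y^n}{1+q}.
\end{equation}
For odd $n\ge9$,
\begin{equation}\label{eq:philow}
|\varphi_n|^2\ge\frac{Y^{2n}}{(1+q)^2}\,r^2\Bigl(\alpha^2+q^{2n-12}\bigl((1-q+q^2)B\bigr)^2\Bigr).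
\end{equation}
\end{lemma}
\begin{proof}
For even $m$ the second term in \eqref{eq:p} is positive, so $g_n>cAY^n(1+(F_4+2)Y^{-6})=cA\alpha Y^n$ for even $n$, and $cA=\alpha/(1+q)$.

Let $n$ be odd. Then $p_n=cY^n[A-q^{n-4}B]$ and $p_{n-3}=cY^{n-3}[A+q^{n-7}B]$. With $xY^{-3}=q(1-q)$ and $Y^{-6}=q^3$, \eqref{eq:gphi} gives
\[
|\varphi_n|^2=c^2Y^{2n}\Bigl\{\bigl[A(1+q-q^2)+q^{n-6}B(1-q-q^2)\bigr]^2+4q^3\bigl[A+q^{n-7}B\bigr]^2\Bigr\}.
\]
The terms with $A^2$ sum to $r^2A^2$. Those with $B^2$ sum to $q^{2n-12}B^2[(1-q-q^2)^2+4q]=r^2q^{2n-12}B^2$. The cross term is $2ABq^{n-6}[(1+q-q^2)(1-q-q^2)+4q^2]=2ABq^{n-6}[(1-q^2)^2+3q^2]>0$. Drop it and use $cA=\alpha/(1+q)$.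
\end{proof}

\begin{lemma}\label{lem:even36}
For even $n\ge12$, $|\varphi_n|<g_n$.
\end{lemma}
\begin{proof}
Let $R=p_n+xp_{n-3}$, the real part of $\varphi_n$. Since $xp_{n-3}=p_{n-2}-p_{n-4}$, $p_{n-2}=F_4p_{n-6}+F_3p_{n-7}$ and $p_{n-4}=F_3p_{n-7}+F_2p_{n-8}$,
\[
g_n-R=(F_4+2)p_{n-6}-p_{n-2}+p_{n-4}=2p_{n-6}+F_2p_{n-8}.
\]
The indices on the right are even, so by \eqref{eq:p} and $F_2=Y^2(1-q+q^2)$ we get $g_n-R\ge cAY^{n-6}(3-q+q^2)\ge\frac{11}4cAY^{n-6}$. Also $g_n\ge R\ge p_n\ge cAY^n$, so $g_n+R\ge2cAY^n$. Since $n-3$ is odd, $0<p_{n-3}\le cAY^{n-3}$. Hence $g_n^2-R^2\ge5.5\,c^2A^2Y^{2n-6}>4p_{n-3}^2=|\varphi_n|^2-R^2$.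
\end{proof}

\subsection{What will be proved}
\begin{proposition}\label{prop:goal}
Let $G$ be a connected non-bipartite bicyclic graph of order $n$. Then for all $x>0$
\begin{align}
|f_G|&<g_n&&\text{if $n\ge12$ is even},\label{eq:even}\\
|f_G|&\le|\varphi_n|&&\text{if $n\ge17$ is odd}.\label{eq:odd}
\end{align}
\end{proposition}

The proof occupies Sections~\ref{sec:match}--\ref{sec:vertex}: Section~\ref{sec:oddeven} treats an odd and an even cycle that are disjoint, Section~\ref{sec:oddodd} two disjoint odd cycles, and Sections~\ref{sec:attach}--\ref{sec:vertex} the cases of intersecting cycles. By Lemmas~\ref{lem:alphar} and \ref{lem:lower}, the first of the following inequalities, if it holds for all $x>0$, implies the claim of the proposition for either parity of $n$, and the second implies it for even $n$: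
\begin{equation}\label{eq:suff}
(1+q)|f_G|\le\alpha rY^n\quad\text{($n$ even or odd)},\qquad(1+q)|f_G|\le\alpha^2Y^n\quad\text{($n$ even)}.
\end{equation}

\section{Bounds for matching polynomials}\label{sec:match}

Graphs in this section need not be connected. Put
\begin{align*}
\Lambda^a_m&=F_m+F_{a-2}F_{m-a},\\
\Lambda^{a,b}_m&=F_m+F_{a-2}F_{m-a}+F_{b-2}F_{m-b}+F_{a-2}F_{b-2}F_{m-a-b}=\Lambda^b_m+F_{a-2}\Lambda^b_{m-a}.
\end{align*}
In $m$, both satisfy $z_m=xz_{m-1}+z_{m-2}$. Deleting cycle edges at attachment vertices shows that $\Lambda^a_m$, $m\ge a$, is $M$ of the cycle $C_a$ with one pendant path ($m$ vertices in total), and $\Lambda^{a,b}_m=M(P^{a,b}_m)$ for $m\ge a+b$.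

\begin{lemma}\label{lem:match}
Let $J$ be a graph on $m$ vertices.
\begin{itemize}
\item[(a)] If $J$ is a forest, then $M(J)\le F_m$.
\item[(b)] If $C_a$ is the only cycle of $J$, then $M(J)\le\Lambda^a_m\le V_m$.
\item[(c)] If $J$ has exactly two cycles $C_a,C_b$ and they are disjoint, then $M(J)\le\Lambda^{a,b}_m$.
\end{itemize}
\end{lemma}
\begin{proof}
$\Lambda^a_m\le V_m$ holds because $F_{a-2}F_{m-a}\le F_{m-2}$. The other claims follow by induction on $m$. In each step $y$ is a vertex off the cycles of degree at most $1$ and $z$ is its neighbor, if there is one.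

(a) The case $m=0$ is trivial. For $m\ge1$, $M(J)=xM(J-y)+M(J-y-z)\le xF_{m-1}+F_{m-2}=F_m$, or $M(J)=xM(J-y)\le xF_{m-1}\le F_m$.

(b) For $m=a$ we have $J=C_a$, since a chord would create a further cycle, and $M(J)=V_a=\Lambda^a_a$. Let $m>a$. Contracting $C_a$ to a point gives a forest with at least two vertices; it has a vertex of degree at most $1$ other than that point, and this is our $y$. Write $\Lambda^a_m=x\Lambda^a_{m-1}+E$ with $E=F_{m-2}+F_{a-2}F_{m-a-2}$. Since $m-a-2\ge-1$, $E\ge F_{m-2}\ge0$. If $y$ is isolated, $M(J)\le x\Lambda^a_{m-1}\le\Lambda^a_m$. If $z\notin C_a$, then $m-2\ge a$ and $M(J-y-z)\le\Lambda^a_{m-2}=E$. If $z\in C_a$, then $J-y-z$ is a forest and $M(J-y-z)\le F_{m-2}\le E$.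

(c) For $m=a+b$ there are no chords, and at most one edge joins the two cycles, since any other edge would create a further cycle; so $M(J)\le M(P^{a,b}_{a+b})$. Let $m>a+b$, and contract each of the two cycles to a point. The result is a forest without parallel edges, in which every vertex off the cycles keeps its degree. Suppose no vertex off the cycles has degree at most $1$. The component of any such vertex is a tree with at least two leaves, and the leaves can only be the two contracted points. So it contains both points as its only leaves and is a path, and there is no other component. Hence $J=P^{a,b}_m$. Otherwise $y$ exists. Write $\Lambda^{a,b}_m=x\Lambda^{a,b}_{m-1}+E$ with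
\[
E=F_{m-2}+F_{a-2}F_{m-a-2}+F_{b-2}F_{m-b-2}+F_{a-2}F_{b-2}F_{m-a-b-2},
\]
where all terms are nonnegative because $m-a-b-2\ge-1$. If $y$ is isolated, $M(J)\le x\Lambda^{a,b}_{m-1}\le\Lambda^{a,b}_m$. If $z$ is off the cycles, then $m-2\ge a+b$ and $M(J-y-z)\le\Lambda^{a,b}_{m-2}=E$. If $z\in C_a$, say, then $C_b$ is the only cycle of $J-y-z$, so $M(J-y-z)\le\Lambda^b_{m-2}=F_{m-2}+F_{b-2}F_{m-2-b}\le E$.
\end{proof}

An even cycle $C_b$ enters $f$ together with its weight. For even $b$ we therefore put $u^b_m=\Lambda^b_m+2F_{m-b}$ if $b\ge6$, and $u^4_m=\Lambda^4_m$. Then $u^6_m=p_m$. The next lemma says that the hexagon is the best even cycle at the end of a path, with one possible exception: when there is no path.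

\begin{lemma}\label{lem:u}
Let $b\ge4$ be even. Then $u^b_m\le p_m$ whenever $m\ge\max(6,b)$, except possibly when $m=b\ge8$.
\end{lemma}
\begin{proof}
The difference $d_m=p_m-u^b_m$ satisfies $d_m=xd_{m-1}+d_{m-2}$, so it suffices that the first two values in question are nonnegative. For $b=6$, $d_m=0$.

Let $b=4$. Then $d_m=(F_4+2)F_{m-6}-F_2F_{m-4}$, so $d_6=x^4+3x^2+3-(x^2+1)^2=x^2+2$ and $d_7=x(x^4+3x^2+3)-(x^2+1)(x^3+2x)=x$.

Let $b\ge8$. Then $d_m=(F_4+2)F_{m-6}-(F_{b-2}+2)F_{m-b}$, and we need $d_{b+1},d_{b+2}\ge0$. From $F_{b-2}=F_3F_{b-5}+F_2F_{b-6}$ and $F_4-xF_3=F_2$,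
\[
d_{b+1}=F_2(F_{b-5}-xF_{b-6})+2F_{b-5}-2x=F_2F_{b-7}+2F_{b-5}-2x\ge0,
\]
since $F_{b-5}\ge F_1=x$. From $F_{b-2}=F_2F_{b-4}+xF_{b-5}$ and $F_4-F_2^2=x^2$,
\[
d_{b+2}=x(xF_{b-4}-F_2F_{b-5})+2F_{b-4}-2F_2 .
\]
Inserting $F_{b-4}=xF_{b-5}+F_{b-6}$ gives $xF_{b-4}-F_2F_{b-5}=xF_{b-6}-F_{b-5}=-F_{b-7}$, so $d_{b+2}=2F_{b-4}-2F_2-xF_{b-7}$. Since $F_{b-4}-F_{b-6}=xF_{b-5}\ge xF_{b-7}$,
\[
d_{b+2}\ge F_{b-4}+F_{b-6}-2F_2\ge F_4+F_2-2F_2=x^4+2x^2\ge0.\qedhere
\]
\end{proof}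

\section{An odd and an even cycle, disjoint}\label{sec:oddeven}

\begin{proposition}\label{prop:oddeven}
Let $n\ge12$ and let $G$ be a connected bicyclic graph of order $n$ with disjoint cycles $C_a$, $a$ odd, and $C_b$, $b$ even. Then $|f_G|\le|\varphi_n|$.
\end{proposition}

With Lemma~\ref{lem:even36} this gives \eqref{eq:even} and \eqref{eq:odd} for these graphs. For the proof, \eqref{eq:sachs} reads $f_G=R+iI$ with
\[
R=M(G)+w_bM(G-C_b),\qquad |I|=2\bigl(M(G-C_a)+w_bM(G-C_a-C_b)\bigr),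
\]
and both right sides are nonnegative because $C_b$ is an even cycle of $G$ and of $G-C_a$. We bound the matching polynomials by Lemma~\ref{lem:match}. If $b\equiv2\pmod4$ we get $R\le\Lambda^{a,b}_n+2\Lambda^a_{n-b}$, and regrouping gives $u^b_n+F_{a-2}u^b_{n-a}$; if $b\equiv0\pmod 4$ we drop the nonpositive term. The same is done for $I$. In all cases
\begin{equation}\label{eq:RI}
R\le u^b_n+F_{a-2}u^b_{n-a},\qquad |I|\le2u^b_{n-a}.
\end{equation}
Put $R_a=p_n+F_{a-2}p_{n-a}$. By \eqref{eq:gphi}, $R_3^2+4p_{n-3}^2=|\varphi_n|^2$. Always $n-a\ge b$, and $n-a<6$ forces $b=4$, $n-a\in\{4,5\}$. So the following four cases are exhaustive.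

\subsection{The generic case: $n-a\ge6$, and not $n-a=b\ge8$}
By Lemma~\ref{lem:u}, applied with $m=n>b$ and with $m=n-a$, \eqref{eq:RI} gives $R\le R_a$ and $|I|\le2p_{n-a}$. If $a=3$ we are done. If $a\ge5$, the bound for the real part is larger than for $a=3$ and the bound for the imaginary part is smaller; we must show that the loss exceeds the gain.

\begin{lemma}\label{lem:claimC}
Let $a\ge5$ be odd and $m=n-a\ge6$. Then $R_a^2+4p_m^2<R_3^2+4p_{n-3}^2$.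
\end{lemma}
\begin{proof}
By \eqref{eq:shift}, $p_{n-3}=F_{a-3}p_m+F_{a-4}p_{m-1}$. Hence $R_a-R_3=F_{a-2}p_m-xp_{n-3}=F_{a-4}(p_m-xp_{m-1})=F_{a-4}p_{m-2}$. So we need
\[
F_{a-4}\,p_{m-2}\,S<4(p_{n-3}^2-p_m^2),\qquad S=R_a+R_3=2p_n+F_{a-2}p_m+xp_{n-3}.
\]
Put $v=q^{a-3}\in(0,1)$, $W=Y^{a-3}$, so that $W^2v=1$, and $\theta=(-1)^mq^{m-6}\in[-1,1]$. By \eqref{eq:p} and \eqref{eq:F}, as $a$ is odd,
\begin{gather*}
p_m=cY^m(A+\theta q^2B),\qquad p_{m-2}=cY^{m-2}(A+\theta B),\\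
p_{n-3}=cY^mW(A+\theta q^2vB),\qquad p_n=cY^{m+3}W(A-\theta q^5vB),\\
F_{a-4}=\frac{WY^{-1}(1-v)}{1+q},\qquad F_{a-2}=\frac{WY(1-q^2v)}{1+q},
\end{gather*}
and $p_{n-3}^2-p_m^2=c^2Y^{2m}W^2\bigl[(A+\theta q^2vB)^2-v(A+\theta q^2B)^2\bigr]=c^2Y^{2m}W^2(1-v)(A^2-\theta^2q^4B^2v)$. Divide the claim by $c^2Y^{2m}W^2(1-v)/(1+q)$ and use $xY^{-3}=q(1-q)$. It becomes $\Phi(\theta,v)>0$, where
\[
\Phi=4(1+q)(A^2-\theta^2q^4B^2v)-(A+\theta B)\Bigl\{2A-2\theta q^5vB+\tfrac{q(1-q^2v)(A+\theta q^2B)}{1+q}+q(1-q)(A+\theta q^2vB)\Bigr\}.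
\]
For fixed $\theta$, $\Phi$ is affine in $v\in[0,1]$. The coefficient of $\theta^2$ is
\[
-B^2\Bigl\{4(1+q)q^4v-2q^5v+\tfrac{q^3(1-q^2v)}{1+q}+q^3(1-q)v\Bigr\}<0,
\]
so for fixed $v$, $\Phi$ is concave in $\theta$. Hence it suffices to check the four corners $\theta=\pm1$, $v\in\{0,1\}$.

\emph{$\theta=1$, $v=0$.} Here $A+B=2(1+q)(1+q^2)$ and $A+q^2B=(1+q)^2(1+q^3)$. The brace is $2A+q(1+q)(1+q^3)+q(1-q)A=2+6q+2q^2+2q^4$, so
\begin{align*}
\frac{\Phi}{2(1+q)}&=2A^2-(1+q^2)(2+6q+2q^2+2q^4)\\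
&=(2+8q+8q^2+4q^3+8q^4+2q^6)-(2+6q+4q^2+6q^3+4q^4+2q^6)\\
&=2q+4q^2-2q^3+4q^4>0 .
\end{align*}

\emph{$\theta=1$, $v=1$.} Here $\frac{\Phi}{4(1+q)}=A^2-q^4B^2-(1+q^2)\{A-q^5B+q(1-q)(A+q^2B)\}$. Since
\begin{align*}
A-q^2B&=(1-q)(1+3q+2q^2+3q^3+q^4),\\
A-q^5B&=(1-q)(1+3q+3q^2+4q^3+4q^4+3q^5+3q^6+q^7),\\
A+q^2B&=1+2q+q^2+q^3+2q^4+q^5,
\end{align*}
this is $(1-q)$ times
\begin{multline*}
(1+3q+2q^2+3q^3+q^4)(1+2q+q^2+q^3+2q^4+q^5)\\
-(1+q^2)(1+4q+5q^2+5q^3+5q^4+5q^5+4q^6+q^7).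
\end{multline*}
The coefficient lists of the two products are $(1,5,9,11,14,14,11,9,5,1)$ and $(1,4,6,9,10,10,9,6,4,1)$. Their difference $(0,1,3,2,4,4,2,3,1,0)$ is nonnegative and nonzero.

\emph{$\theta=-1$.} Here $A-B=2q(1-q)\ge0$, so $0<B\le A$ and $0\le A-q^2B\le A$. For $v=0$ the brace is $2A+\frac{q(A-q^2B)}{1+q}+q(1-q)A\le4A$, so $\Phi\ge4A^2-8q(1-q)A\ge4A^2-2A>0$, as $A\ge1$. For $v=1$ the brace is $2A+2q^5B+2q(1-q)(A-q^2B)\le4.5A$, and $4(1+q)(A-q^2B)(A+q^2B)\ge4(1-q)(1+3q)A$. So $\Phi\ge(1-q)A(4+12q-9q)>0$.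
\end{proof}

\subsection{The case $n-a=b\ge8$}
Now $G=P^{a,b}_{a+b}$; this is the exception in Lemma~\ref{lem:u}. Let $U=u^b_b=V_b+2$. Since $F_{a+b}=F_aF_b+F_{a-1}F_{b-1}$, \eqref{eq:RI} reads
\[
R\le R':=UV_a+F_{a-1}F_{b-1},\qquad|I|\le2U,
\]
to be compared with $R_a=p_bV_a+p_{b-1}F_{a-1}$ and $2p_b$. If $U\le p_b$, then $R'\le R_a$ because $F_{b-1}\le p_{b-1}$. Then $|f_G|^2\le R_a^2+4p_b^2\le|\varphi_n|^2$, by Lemma~\ref{lem:claimC} or, if $a=3$, with equality in the last step.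

Otherwise let $d=U-p_b>0$. From $F_{b-2}=F_4F_{b-6}+F_3F_{b-7}$ and $2xF_{b-7}-2F_{b-6}=-2F_{b-8}$ we get
\[
d=F_3F_{b-7}+2-2F_{b-6}=x^3F_{b-7}+2-2F_{b-8}\le x^3F_{b-7},
\]
because $F_{b-8}\ge F_0=1$. Also $p_{b-1}-F_{b-1}=(x^4+3x^2+3)F_{b-7}$. With $V_a=xF_{a-1}+2F_{a-2}$,
\begin{align*}
R_a-R'&=(p_{b-1}-F_{b-1})F_{a-1}-dV_a\ge F_{b-7}\bigl[(3x^2+3)F_{a-1}-2x^3F_{a-2}\bigr]\\
&\ge F_{b-7}\bigl[(x^3+3x)F_{a-2}+3x^2+3\bigr]\ge F_{b-7}(x^4+6x^2+3),
\end{align*}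
where we used $F_{a-1}=xF_{a-2}+F_{a-3}\ge xF_{a-2}+1$ and $F_{a-2}\ge x$. Also $R_a+R'\ge(p_b+U)V_a\ge(p_b+U)(x^3+3x)$, since $V_a\ge V_3$. As $(x^4+6x^2+3)(x^3+3x)>4x^3$,
\[
R_a^2-R'^2>4x^3F_{b-7}(p_b+U)\ge4d(U+p_b)=4U^2-4p_b^2 .
\]
Hence $|f_G|^2\le R'^2+4U^2\le R_a^2+4p_b^2\le|\varphi_n|^2$ as before.

\subsection{The case $b=4$, $n-a=4$}
Now $G=P^{a,4}_n$ and $n$ is odd, so $n\ge13$. Here the negative weight of $C_4$ must be used. Since $G-C_4=C_{n-4}$, we have $R=\Lambda^{a,4}_n-2V_{n-4}$ and, by Lemma~\ref{lem:u},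
\[
\Lambda^{a,4}_n=\Lambda^4_n+F_{n-6}(F_4+F_2)\le p_n+F_{n-2}+F_{n-4}\le p_n+xp_{n-3}+2F_{n-4},
\]
as $F_{n-2}-F_{n-4}=xF_{n-3}\le xp_{n-3}$. Since $V_{n-4}\ge F_{n-4}$, $R\le R_3$. Moreover $|I|=2(V_4-2)=2(x^4+4x^2)\le2p_6\le2p_{n-3}$, as $p_6=x^6+6x^4+9x^2+4$ and $n-3$ is even.

\subsection{The case $b=4$, $n-a=5$}
Now $n$ is even and $a=n-5\ge7$. The graph $G-C_4$ has $C_a\cup K_1$ as a spanning subgraph, so $R\le\Lambda^{a,4}_n-2xV_{n-5}$, and $\Lambda^{a,4}_n=\Lambda^4_n+F_{n-7}(F_5+F_1F_2)$. By \eqref{eq:shift}, $F_{n-2}=F_5F_{n-7}+F_4F_{n-8}$ and $F_{n-4}=F_4F_{n-8}+F_3F_{n-9}$, so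
\[
F_{n-7}F_5=F_{n-2}-F_{n-4}+F_3F_{n-9}=xF_{n-3}+F_3F_{n-9}\le xp_{n-3}+F_3F_{n-9}.
\]
Further, $F_{n-7}F_1F_2\le xF_{n-5}$ and $F_3F_{n-9}\le2xF_2F_{n-9}\le2xF_{n-7}$. Since $xF_{n-5}+2xF_{n-7}\le2xV_{n-5}$ and $\Lambda^4_n\le p_n$, we get $R\le p_n+xp_{n-3}=R_3$. Finally
\[
|I|\le2\Lambda^4_5=2(x^5+5x^3+4x)\le2(x^7+7x^5+13x^3+7x)=2p_7\le2p_{n-3}.
\]
This completes the proof of Proposition~\ref{prop:oddeven}.\qed

\section{Two disjoint odd cycles}\label{sec:oddodd}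

\begin{proposition}\label{prop:oddodd}
Let $n\ge12$ and let $G$ be a connected bicyclic graph of order $n$ with two disjoint odd cycles. Then $|f_G|<g_n$ if $n$ is even and $|f_G|<|\varphi_n|$ if $n$ is odd.
\end{proposition}

Let $C_a,C_b$ be the cycles and put $N_0=M(G)$, $N_1=M(G-C_a)$, $N_2=M(G-C_b)$, $N_{12}=M(G-C_a-C_b)$. Then $f_G=N_0+w_aN_1+w_bN_2+w_aw_bN_{12}$, which is $N_0-4N_{12}+w_a(N_1+N_2)$ if $w_a=w_b$ and $N_0+4N_{12}+w_a(N_1-N_2)$ if $w_a=-w_b$. In both cases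
\begin{equation}\label{eq:fourN}
|f_G|^2=N_0^2+4N_1^2+4N_2^2+16N_{12}^2\pm8(N_1N_2-N_0N_{12}).
\end{equation}
The squares will be compared with $r^4$, the square of the product of the two end factors $r$; the term in parentheses measures how far the two cycles are from being independent, and must be shown to be small.

\subsection{The cross term}
\begin{lemma}\label{lem:cross}
$|N_1N_2-N_0N_{12}|\le F_{2n-8}$.
\end{lemma}
\begin{proof}
Let the path joining the cycles be $v,t_1,\dots,t_d,v'$ with $v\in C_a$, $v'\in C_b$, $d\ge0$. Deleting its first and last edges (one and the same edge if $d=0$) leaves components $L\ni v$, $L'\ni v'$ and, if $d\ge1$, a tree $T$ that contains $t_1,\dots,t_d$. We claim $N_1N_2-N_0N_{12}=\pm Z$ with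
\[
Z=M(L-C_a)\,M(L'-C_b)\,M(L-v)\,M(L'-v')\,M(T-\{t_1,\dots,t_d\})^2,
\]
the last factor being $1$ if $d=0$.

Let $d=0$. Then $N_0=M(L)M(L')+M(L-v)M(L'-v')$, $N_1=M(L-C_a)M(L')$, $N_2=M(L)M(L'-C_b)$ and $N_{12}=M(L-C_a)M(L'-C_b)$, so $N_1N_2-N_0N_{12}=-Z$.

Let $d\ge1$, and read $M(T-t_1-t_d)$ as $0$ if $d=1$. Sorting matchings by their use of the two deleted edges, we get
\begin{align*}
N_1&=M(L-C_a)\bigl[M(T)M(L')+M(T-t_d)M(L'-v')\bigr],\\
N_2&=M(L'-C_b)\bigl[M(T)M(L)+M(T-t_1)M(L-v)\bigr],\\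
N_{12}&=M(L-C_a)M(L'-C_b)M(T),\\
N_0&=M(L)M(T)M(L')+M(L-v)M(T-t_1)M(L')+M(L)M(T-t_d)M(L'-v')\\
&\qquad+M(L-v)M(L'-v')M(T-t_1-t_d).
\end{align*}
In $N_1N_2-N_0N_{12}$ three of the four products cancel, and the rest is $M(L-C_a)M(L'-C_b)M(L-v)M(L'-v')$ times
\[
M(T-t_1)M(T-t_d)-M(T)M(T-t_1-t_d)=(-1)^{d-1}M(T-\{t_1,\dots,t_d\})^2 .
\]
This last identity is proved by induction on $d$. It is trivial for $d=1$. For $d\ge2$ cut the edge $t_1t_2$; this splits $T$ into $T_1\ni t_1$ and $T'\ni t_2$. Then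
\begin{align*}
M(T)&=M(T_1)M(T')+M(T_1-t_1)M(T'-t_2),\\
M(T-t_1)&=M(T_1-t_1)M(T'),\\
M(T-t_d)&=M(T_1)M(T'-t_d)+M(T_1-t_1)M(T'-t_2-t_d),\\
M(T-t_1-t_d)&=M(T_1-t_1)M(T'-t_d),
\end{align*}
where $M(T'-t_2-t_d)$ is read as $0$ if $d=2$. So the left side equals $-M(T_1-t_1)^2\bigl[M(T'-t_2)M(T'-t_d)-M(T')M(T'-t_2-t_d)\bigr]$, and induction applies to $T'$ with $t_2,\dots,t_d$.

All factors of $Z$ belong to forests, of total order $2n-a-b-2-2d$, an even number at most $2n-8$. Their product is $M$ of the disjoint union, so Lemma~\ref{lem:match}(a) gives $Z\le F_{2n-8}$.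
\end{proof}
By \eqref{eq:F}, the absolute value of the cross term in \eqref{eq:fourN}, multiplied by $(1+q)^2/Y^{2n}$, is at most
\begin{equation}\label{eq:Z}
8F_{2n-8}\,\frac{(1+q)^2}{Y^{2n}}=8q^4(1+q)(1+q^{2n-7}).
\end{equation}

\subsection{The squares}
Let $k=n-a-b$. By Lemma~\ref{lem:match}, $N_0\le\Lambda^{a,b}_n$, $N_1\le\Lambda^b_{n-a}$, $N_2\le\Lambda^a_{n-b}$, $N_{12}\le F_k$. All four bounds arise from $F_k$ by the map that sends a solution $z_k$ of our recurrence to $z_{k+a}+F_{a-2}z_k$, the analogous map for $b$, or both. The map for $a$ multiplies the solution $Y^{k+1}$ by $a_+$ and the solution $(-1)^kY^{-k-1}$ by $a_-$, where for odd $a$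
\[
a_+=Y^a+F_{a-2},\qquad a_-=F_{a-2}-Y^{-a}.
\]
Since $F_k=\frac{s+t}{Y+Y^{-1}}$ with $s=Y^{k+1}$, $t=(-1)^kY^{-k-1}$, we get
\[
\Lambda^{a,b}_n=\frac{a_+b_+s+a_-b_-t}{Y+Y^{-1}},\quad\Lambda^b_{n-a}=\frac{b_+s+b_-t}{Y+Y^{-1}},\quad\Lambda^a_{n-b}=\frac{a_+s+a_-t}{Y+Y^{-1}} .
\]
Now
\begin{multline*}
(a_+b_+s+a_-b_-t)^2+4(b_+s+b_-t)^2+4(a_+s+a_-t)^2+16(s+t)^2\\
=s^2(a_+^2+4)(b_+^2+4)+2st(a_+a_-+4)(b_+b_-+4)+t^2(a_-^2+4)(b_-^2+4).
\end{multline*}
Since $(Y+Y^{-1})^2=Y^2(1+q)^2$ and $n=k+a+b$, the number $\frac{(1+q)^2}{Y^{2n}}(N_0^2+4N_1^2+4N_2^2+16N_{12}^2)$ is at most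
\[
\Sigma=r_a^2r_b^2+2(-1)^kq^{k+1}\rho_a\rho_b+q^{2k+2}r_a'^2r_b'^2,
\]
where $r_a^2=(a_+^2+4)Y^{-2a}$, $r_a'^2=(a_-^2+4)Y^{-2a}$ and $\rho_a=(a_+a_-+4)Y^{-2a}$. With $\tau=q^a=Y^{-2a}$ and $F_{a-2}Y^{-a}=\frac{q-\tau}{1+q}$ we have
\[
\frac{a_+}{Y^a}=\frac{1+2q-\tau}{1+q},\qquad\frac{a_-}{Y^a}=\frac{q-(2+q)\tau}{1+q},
\]
and hence, writing $H=(1+2q)^2$,
\begin{align*}
(1+q)^2r_a^2&=(1+2q-\tau)^2+4\tau(1+q)^2=H+\tau(2+4q+4q^2)+\tau^2,\\
(1+q)^2\rho_a&=q(1+2q)+\tau(2+2q+2q^2)+(2+q)\tau^2>0,\\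
(1+q)^2r_a'^2&=q^2+\tau(4+4q+2q^2)+(2+q)^2\tau^2,\\
(1+q)^2(q^2r_a^2-r_a'^2)&=4(1+q)\{q^3+\tau(q^3-1)-\tau^2\}=4(1+q)(q^3-\tau)(1+\tau)\ge0,
\end{align*}
the last since $a\ge3$. The first line increases with $\tau\le q^3$, and at $\tau=q^3$ it is
\begin{equation}\label{eq:r2exp}
1+4q+4q^2+2q^3+4q^4+4q^5+q^6=(1+q)^2r^2 .
\end{equation}
So $r_a\le r$ (the triangle is the best odd end), $r_a'\le qr_a$, and $|\rho_a|\le r_ar_a'$ by the Cauchy--Schwarz inequality. The same holds for $b$.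

\subsection{Conclusion}
\begin{lemma}\label{lem:poly1}
For $0<q<1$,
\begin{align}
r^4(1+q^3)^2+8q^4(1+q)(1+q^4)&<\alpha^4,\label{eq:poly7}\\
r^4(1+q^8)+8q^4(1+q)&<r^2\alpha^2.\label{eq:poly8}
\end{align}
\end{lemma}
\begin{proof}
We have $r^2(1+q^3)=1+2q-q^2+3q^3+3q^4-q^5+2q^6+q^7$. By \eqref{eq:alpha2}, $\alpha^2-r^2(1+q^3)=q^3N$ with $N=1+2q-5q^2+11q^3-9q^4+7q^5-2q^6+q^7$. Now
\[
N-1-q=q\bigl\{(1-\tfrac52q)^2+q^2(\tfrac{19}4-9q+7q^2-2q^3+q^4)\bigr\}>0,
\]
since $7q^2-2q^3\ge5q^2$ and $\frac{19}4-9q+5q^2$ has discriminant $81-95<0$. Also $\alpha^2+r^2(1+q^3)\ge2r^2(1+q^3)\ge8q(1+q^3)\ge8q(1+q^4)$. Multiplying the two estimates gives \eqref{eq:poly7}.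

Similarly $\alpha^2-r^2(1+q^8)=q^3N'$ with $N'=2+4q-6q^2+13q^3-8q^4+6q^5-4q^6+2q^7-2q^8-q^9$, and
\[
\tfrac{N'-2-2q}{q}=2-6q+13q^2-8q^3+6q^4-4q^5+2q^6-2q^7-q^8\ge2-6q+5q^2+q^4>0,
\]
where we used $8q^2\ge8q^3$, $5q^4\ge4q^5+q^8$, $2q^6\ge2q^7$, and the discriminant $36-40<0$ of $2-6q+5q^2$. Multiply $q^3N'>2q^3(1+q)$ by $r^2\ge4q$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:oddodd}]
Let $n$ be even. Then $k\ge0$ is even and $\Sigma\le(r_ar_b+q^{k+1}r_a'r_b')^2\le r^4(1+q^{k+3})^2\le r^4(1+q^3)^2$. By \eqref{eq:fourN}, \eqref{eq:Z} and \eqref{eq:poly7}, $(1+q)^2|f_G|^2<\alpha^4Y^{2n}$, and \eqref{eq:glow} gives $|f_G|<g_n$.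

Let $n$ be odd. Then $k\ge1$ is odd and the middle term of $\Sigma$ is negative, so $\Sigma\le r^4(1+q^{2k+6})\le r^4(1+q^8)$. By \eqref{eq:poly8}, $\Sigma+8q^4(1+q)<r^2\alpha^2$. There remains the part $8q^4(1+q)q^{2n-7}$ of \eqref{eq:Z}. Since $(1-q+q^2)B=1-q+3q^2-q^3+q^4+q^5\ge2q^2+q^4\ge3q^4$ and $r^2>1+q$,
\[
8q^4(1+q)q^{2n-7}=8q^9(1+q)q^{2n-12}\le r^2q^{2n-12}\bigl((1-q+q^2)B\bigr)^2 .
\]
So \eqref{eq:philow} gives $|f_G|<|\varphi_n|$.
\end{proof}

\section{Attaching trees to a base}\label{sec:attach}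

When the cycles of $G$ meet, they form a \emph{base} $\mathcal B$, a theta graph or two cycles sharing a vertex, and the rest of $G$ consists of trees attached to it. We remove the trees leaf by leaf and bound the effect by a sequence that satisfies the path recurrence. If the leaf's neighbor lies on $\mathcal B$, then removing both destroys a cycle, and at most one cycle is left; this is why we begin with graphs that have at most one cycle. Put
\[
u=(1+q^3)^2 .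
\]

\begin{lemma}\label{lem:unicyclic}
If $J$ has at most one cycle and $m$ vertices, then $|f_J|\le uY^m$.
\end{lemma}
\begin{proof}
By \eqref{eq:F}, $F_j\le Y^j$ for $j\ge0$. For a forest, $f_J=M(J)\le F_m\le Y^m$.

Suppose $J$ has one odd cycle $C_a$. Then $|f_J|^2=M(J)^2+4M(J-C_a)^2\le V_m^2+4F_{m-a}^2\le V_m^2+4F_{m-3}^2$. If $m$ is odd, this divided by $Y^{2m}$ is $(1-q^m)^2+4q^3\frac{(1+q^{m-2})^2}{(1+q)^2}\le1+4q^3$. If $m\ge4$ is even, it is at most $(1+q^4)^2+\frac{4q^3}{1+2q}$. Since $(1+2q)(1-\frac23q)=1+\frac43q(1-q)\ge1$, this is at most $1+2q^4+q^8+4q^3-\frac83q^4\le1+4q^3+6q^6$. Both bounds are at most $(1+q^3)^4=u^2$.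

If the cycle has length $\equiv0\pmod4$, then $0\le f_J\le M(J)\le V_m\le Y^m(1+q^4)\le uY^m$. If its length is $\equiv2\pmod 4$, hence at least $6$, then $0\le f_J\le V_m+2F_{m-6}\le Y^m(1+q^6+2q^3)=uY^m$.
\end{proof}

\begin{lemma}\label{lem:poly2}
For $0<q<1$,
\begin{align}
\alpha r&>\alpha(1+q^3)+q(1-q^2)u,\label{eq:poly9}\\
\alpha r&>(1+q^3)(1+2q-q^2+2q^3).\label{eq:poly10}
\end{align}
\end{lemma}
\begin{proof}
Since $u=(1-q+q^2)(1+q)(1+q^3)$, the right side of \eqref{eq:poly9} divided by $1-q+q^2$ is $(1+q^3)\bigl(A+q(1-q^2)(1+q)\bigr)=(1+q^3)(1+3q+q^2-q^4)$, and the left side becomes $rA$. Now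
\begin{align*}
r^2A^2&=1+6q+11q^2+8q^3+13q^4+18q^5+5q^6+12q^7+3q^8+2q^9+q^{10},\\
(1+q^3)^2(1+3q+q^2-q^4)^2&=1+6q+11q^2+8q^3+11q^4+16q^5+11q^6+4q^7\\
&\qquad+2q^9-q^{10}-4q^{11}-2q^{12}+q^{14},
\end{align*}
and the difference is $q^4(2+2q-6q^2+8q^3+3q^4+2q^6+4q^7+2q^8-q^{10})$. It is positive, because $2+2q-6q^2+8q^3$ is increasing (its derivative $2-12q+24q^2$ has negative discriminant) and $2q^8\ge q^{10}$. This proves \eqref{eq:poly9}. Its right side equals $(1+q^3)(1-q+q^2)(1+3q+q^2-q^4)=(1+q^3)(1+2q-q^2+2q^3+q^5-q^6)$, which gives \eqref{eq:poly10}.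
\end{proof}

\begin{lemma}\label{lem:attach}
Let $\mathcal B$ be a theta graph, or two cycles sharing exactly one vertex, of order $n_0$, and suppose that $\mathcal B$ is non-bipartite and $|f_{\mathcal B}|\le\alpha Y^{n_0}$. If $G$ contains $\mathcal B$ as a subgraph, every cycle of $G$ is a cycle of $\mathcal B$, and $G$ has order $n=n_0+k$ with $k\ge1$, then $(1+q)|f_G|<\alpha rY^n$.
\end{lemma}
\begin{proof}
Let $W_0=\alpha Y^{n_0}$, $W_{-1}=uY^{n_0-1}$ and $W_j=xW_{j-1}+W_{j-2}$ for $j\ge1$. Then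
\[
W_j=\frac{Y^{n_0+j}}{1+q}\bigl[\alpha+qu+(-1)^jq^{j+1}(\alpha-u)\bigr],
\]
as one sees from $j=0,-1$. Here $\alpha-u=(1-q+q^2)[A-(1+q)(1+q^3)]=(1-q+q^2)(q-q^4)>0$. So the bracket minus $(1+q)u$ is $(\alpha-u)(1+(-1)^jq^{j+1})\ge0$, that is,
\begin{equation}\label{eq:W}
W_j\ge uY^{n_0+j}>0\qquad(j\ge-1).
\end{equation}

We show by induction on $k$ that $|f_J|\le W_k$ for every graph $J$, connected or not, of order $n_0+k$, $k\ge0$, that contains $\mathcal B$ and has no cycles other than those of $\mathcal B$. As $\mathcal B$ is connected, an edge of $J$ on $V(\mathcal B)$ outside $\mathcal B$ would create a new cycle; so for $k=0$ we have $J=\mathcal B$. Let $k\ge1$. Contracting $\mathcal B$ to a point gives a forest with at least two vertices, so there is a vertex $y\notin\mathcal B$ of degree at most $1$ in $J$. If $y$ is isolated, $|f_J|=x|f_{J-y}|\le xW_{k-1}\le W_k$. Otherwise let $z$ be its neighbor, so that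 $|f_J|\le x|f_{J-y}|+|f_{J-y-z}|$. If $z\notin\mathcal B$, then $k\ge2$ and induction gives $|f_J|\le xW_{k-1}+W_{k-2}=W_k$. If $z\in\mathcal B$, then $J-y-z$ has at most one cycle, and $|f_{J-y-z}|\le uY^{n_0+k-2}\le W_{k-2}$ by Lemma~\ref{lem:unicyclic} and \eqref{eq:W}; again $|f_J|\le W_k$.

For $k\ge1$ we have $(-1)^kq^{k+1}\le q^3$, so $(1+q)W_k/Y^n\le\alpha+qu+q^3(\alpha-u)=\alpha(1+q^3)+q(1-q^2)u<\alpha r$ by \eqref{eq:poly9}.
\end{proof}

By \eqref{eq:suff}, Lemma~\ref{lem:attach} reduces intersecting cycles to two tasks: the bound $|f_{\mathcal B}|\le\alpha Y^{n_0}$ for every non-bipartite base, and the case $G=\mathcal B$.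

\section{Theta graphs}\label{sec:theta}

In a non-bipartite theta graph the lengths of the three paths between the branch vertices do not all have the same parity. Let $\ell,\ell'$ be the two of equal parity and $g$ the third. Then $b=\ell+\ell'$ is the length of the only even cycle, and the order is $n_0=b+g-1$. Put
\[
X=q^{\ell/2},\quad X'=q^{\ell'/2},\quad h=XX'=q^{b/2},\quad\sigma=X^2+X'^2\ge2h,\quad s=q^g,\quad D=(1+q)^3 .
\]
As before $H=(1+2q)^2$. We use repeatedly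
\begin{equation}\label{eq:H}
(1+q)^4\le\tfrac{16}9H,\qquad(1+q)^4\le(1+\tfrac79q)H,\qquad H\ge9q^2,\qquad H\ge1 .
\end{equation}
The first holds because $3(1+q)^2\le4(1+2q)$, i.e.\ $3q^2\le1+2q$. The second holds because $(1+q)^2\le(1+\frac q3)(1+2q)$, i.e.\ $q^2\le q$, and $(1+\frac q3)^2\le1+\frac79q$.

\subsection{The polynomial of a theta graph}
Let the path lengths be $\ell_1,\ell_2,\ell_3$, and write $e_i=(-q)^{\ell_i}$, $F_{(i)}=F_{\ell_i-1}$. Classify matchings by how the two branch vertices are covered. With $j,k$ the other two indices,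
\[
M=x^2F_{(1)}F_{(2)}F_{(3)}+2x\sum_iF_{\ell_i-2}F_{(j)}F_{(k)}+\sum_iF_{\ell_i-3}F_{(j)}F_{(k)}+2\sum_{i<j}F_{\ell_i-2}F_{\ell_j-2}F_{(k)} .
\]
The four parts belong to: neither covered, exactly one covered, both covered from the same path, both covered from different paths. The values $F_{-1}=0$, $F_{-2}=1$ make this correct for $\ell_i\le2$; for $\ell_i=1$ the third part counts the edge between the branch vertices. By \eqref{eq:F},
\[
F_{\ell-1}=\tfrac{Y^{\ell-1}(1-e)}{1+q},\qquad F_{\ell-2}=\tfrac{Y^{\ell-2}(1+e/q)}{1+q},\qquad F_{\ell-3}=\tfrac{Y^{\ell-3}(1-e/q^2)}{1+q}\qquad(e=(-q)^\ell),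
\]
and with $n_0=\sum\ell_i-1$, $x=Y(1-q)$ we get
\begin{multline*}
\frac{DM}{Y^{n_0}}=(1-q)^2\prod(1-e_i)+2q(1-q)\sum_i(1+\tfrac{e_i}q)(1-e_j)(1-e_k)\\
+q^2\sum_i(1-\tfrac{e_i}{q^2})(1-e_j)(1-e_k)+2q^2\sum_{i<j}(1+\tfrac{e_i}q)(1+\tfrac{e_j}q)(1-e_k).
\end{multline*}
The coefficients, part by part, are as follows.
\begin{itemize}
\item Constant: $(1-q)^2+6q(1-q)+3q^2+6q^2=H$.
\item $e_i$: $-(1-q)^2+2(1-q)(1-2q)-(1+2q^2)+(4q-2q^2)=-q^2$.
\item $e_ie_j$: $(1-q)^2+2(1-q)(q-2)+(2+q^2)+(2-4q)=1$.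
\item $e_1e_2e_3$: $-(1-q)^2+6(1-q)-3-6=-(2+q)^2$.
\end{itemize}
Hence
\begin{equation}\label{eq:theta}
\frac{DM}{Y^{n_0}}=H-q^2\sum_ie_i+\sum_{i<j}e_ie_j-(2+q)^2e_1e_2e_3 .
\end{equation}
Any two cycles of a theta graph meet, so $f=M+\sum_Cw_CM(\mathcal B-C)$. The even cycle leaves a path with $g-1$ vertices, and the two odd cycles leave paths with $\ell'-1$ and $\ell-1$ vertices; the two odd cycles have equal weights if and only if $\ell\equiv\ell'\pmod4$. We normalize: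
\[
\mathcal R=\frac{D}{Y^{n_0}}(M+w_bF_{g-1})\ge0,\qquad\mathcal I=\frac{D}{Y^{n_0}}\cdot2|F_{\ell-1}\pm F_{\ell'-1}|,\qquad\frac{D^2|f|^2}{Y^{2n_0}}=\mathcal R^2+\mathcal I^2 ,
\]
where the sign is $+$ if and only if $\ell\equiv\ell'\pmod 4$, and $\mathcal R\ge0$ because $C_b$ is even. By \eqref{eq:F},
\[
\frac{DF_{g-1}}{Y^{n_0}}=(1+q)^2h\bigl(1-(-1)^gs\bigr),\qquad\frac{DF_{\ell-1}}{Y^{n_0}}=(1+q)^2\sqrt s\,X'\bigl(1-(-1)^\ell X^2\bigr).
\]
There are four classes, according to the parity of $\ell,\ell'$ and to $b$ modulo $4$. All congruences are modulo $4$.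

\smallskip\noindent\textbf{Class $O_-$} ($\ell,\ell'$ odd, $b\equiv0$, so $\ell\not\equiv\ell'$). In \eqref{eq:theta} the $e_i$ are $-X^2,-X'^2,s$. Dropping negative terms, $\mathcal R\le H+q^2\sigma+h^2$. As $\ell\ne\ell'$, $\sigma\le q+q^3$, and $h\le q^2$, so
\[
\mathcal R\le H+q^3+q^4+q^5,\qquad\mathcal I=2(1+q)^2\sqrt s\,|X-X'|(1-h)\le2(1+q)^2q^{3/2},
\]
the last because $s\le q^2$ and $X,X'\le\sqrt q$.

\smallskip\noindent\textbf{Class $O_+$} ($\ell,\ell'$ odd, $b\equiv2$, so $\ell\equiv\ell'$; here $b\ge6$ because $b=2$ would give a double edge).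
\begin{align*}
\mathcal R&=H+q^2\sigma+h^2+2(1+q)^2h-s\bigl[q^2+\sigma+(2+q)^2h^2+2(1+q)^2h\bigr],\\
\mathcal I&=2(1+q)^2\sqrt s\,(X+X')(1+h).
\end{align*}
Here $s\le q^2$, $h\le q^3$ and $\sigma\le q+h^2/q$. For the last, let $t$ be the larger of $X^2,X'^2$; then $\sigma=t+h^2/t$ with $h\le t\le q$, this function is convex in $t$, and its value at $t=q$ is at least the value $2h$ at $t=h$.

\smallskip\noindent\textbf{Class $E_+$} ($\ell,\ell'$ even, $b\equiv0$, so $\ell\equiv\ell'$). The $e_i$ are $X^2,X'^2,-s$, and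
\begin{align*}
\mathcal R&=H-q^2\sigma+h^2+s\bigl(q^2-\sigma+(2+q)^2h^2\bigr)-2(1+q)^2h(1+s),\\
\mathcal I&=2(1+q)^2\sqrt s\,(X+X')(1-h).
\end{align*}

\smallskip\noindent\textbf{Class $E_-$} ($\ell,\ell'$ even, $b\equiv2$, so $\ell\not\equiv\ell'$ and $b\ge6$). As $E_+$, but with $+2(1+q)^2h(1+s)$ in $\mathcal R$, and $\mathcal I=2(1+q)^2\sqrt s\,|X-X'|(1+h)$.

\smallskip In classes $E_\pm$ we have $s\le q$ and $X,X'\le q$, and $n_0$ is even; in classes $O_\pm$ it is odd.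

\subsection{The bound for the base}
\begin{lemma}\label{lem:thetabase}
Every non-bipartite theta graph of order $n_0$ satisfies $|f|\le\alpha Y^{n_0}$.
\end{lemma}

We must show $\mathcal R^2+\mathcal I^2\le(\alpha D)^2$. With
\[
T=(1+q)\alpha=(1+q^3)A=1+2q+2q^3+2q^4+q^6
\]
we have $\alpha D=(1+q)^2T=H+\Gamma$, where $\Gamma=q^2+4q^3+6q^4+6q^5+3q^6+2q^7+q^8$. If $0\le\mathcal R\le H+\delta$ with $0\le\delta\le\Gamma$, then
\begin{equation}\label{eq:room1}
(\alpha D)^2-\mathcal R^2\ge(\Gamma-\delta)(2H+\Gamma+\delta)\ge2H(\Gamma-\delta).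
\end{equation}
So in most cases it suffices to find such a $\delta$ with $2H(\Gamma-\delta)\ge\mathcal I^2$.

\begin{proof}[Proof of Lemma~\ref{lem:thetabase}: classes $O_-$, $E_+$, $E_-$]
\emph{$O_-$.} Take $\delta=q^3+q^4+q^5$, so $\Gamma-\delta\ge q^2+3q^3+5q^4$. By \eqref{eq:H}, $\mathcal I^2\le4(1+q)^4q^3\le\frac{64}9Hq^3$. And $1+3q+5q^2-\frac{32}9q=1-\frac59q+5q^2>0$.

\emph{$E_+$, $b=4$.} Now $\ell=\ell'=2$, $X=X'=q$, $h=q^2$, $\sigma=2q^2$, and
\[
\mathcal R=H-2q^2(1+q)^2-q^4-sq^2(3+4q-2q^2-4q^3-q^4)\le H-2q^2 ,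
\]
as $4q\ge4q^3$ and $3\ge2q^2+q^4$. Since $(1+q)^2(1-q^2)=1+2q-2q^3-q^4\le1+2q$, $\mathcal I^2=16(1+q)^4sq^2(1-q^2)^2\le16q^3H$. On the other hand,
\[
(\alpha D)^2-\mathcal R^2\ge(\Gamma+2q^2)(2H+\Gamma-2q^2)\ge q^2(3+4q+6q^2)(2H-q^2)\ge\tfrac{17}9Hq^2(3+4q+6q^2),
\]
by $9q^2\le H$. So it suffices that $3+4q+6q^2\ge\frac{144}{17}q$. As $\frac{144}{17}<8.48$, this follows since $6q^2-4.48q+3$ has negative discriminant.

\emph{$E_+$, $b\ge8$.} Now $h\le q^4$. The expression $h^2+s(2+q)^2h^2-2(1+q)^2h(1+s)$ is nonpositive: it is affine in $s\in[0,1]$; at $s=0$ this is clear, and at $s=1$ it follows from $h(5+4q+q^2)\le5q+4q^2+q^3\le4(1+q)^2$. So $\mathcal R\le H+sq^2\le H+q^3$; take $\delta=q^3$, so $\Gamma-\delta\ge q^2(1+3q+6q^2+6q^3)$. The larger of $X,X'$ lies in $[\sqrt h,q]$, where $t+h/t$ is convex and takes its largest value at $t=q$, so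
\begin{equation}\label{eq:Xsum}
X+X'\le q+h/q
\end{equation}
in classes $E_\pm$. Here $X+X'\le q+q^3$, so $\mathcal I^2\le\frac{64}9Hq^3(1+q^2)^2$. It suffices that $1+3q+6q^2+6q^3\ge\frac{32}9q(1+q^2)^2$; the difference is $(1-\frac59q)+(6q^2-\frac{10}9q^3-\frac{32}9q^5)>0$.

\emph{$E_-$, $b=6$.} Now $\{\ell,\ell'\}=\{2,4\}$, so $X,X'$ are $q,q^2$, $h=q^3$, $\sigma=q^2+q^4$, and
\begin{equation}\label{eq:b6}
\mathcal R=H+2q^3+3q^4+2q^5+s(2q^3+3q^4+2q^5+4q^6+4q^7+q^8).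
\end{equation}
With $s\le q$ we may take $\delta=2q^3+5q^4+5q^5+2q^6+4q^7+4q^8+q^9$, and then
\begin{align*}
\Gamma-\delta&=q^2(1+2q+q^2+q^3+q^4-2q^5-3q^6-q^7)\\
&=q^2(1-q)(1+3q+4q^2+5q^3+6q^4+4q^5+q^6)\ge0.
\end{align*}
Also $\mathcal I^2\le4(1+q)^4q^3(1-q)^2(1+q^3)^2\le\frac{64}9Hq^3(1-q)^2(1+q^3)^2$. Since $(1-q)(1+q^3)\le1$, it suffices that $1+3q+4q^2\ge\frac{32}9q(1+q^3)$; the difference is $(1-\frac59q)+(4q^2-\frac{32}9q^4)>0$.

\emph{$E_-$, $b\ge10$.} Now $h\le q^5$. By $\sigma\ge2h$ the coefficient of $s$ in $\mathcal R$ is at most $q^2+(4q+2q^2)h+(2+q)^2h^2$, which is positive; with $s\le q$ and $-q^2\sigma\le-2q^2h$,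
\begin{equation}\label{eq:b10}
\mathcal R\le H+q^3+h(2+4q+4q^2+2q^3)+h^2(1+4q+4q^2+q^3)=:H+\delta .
\end{equation}
Write $h=q^2y$ with $0\le y\le q^3$. Then $(\Gamma-\delta)/q^2=P-y(2+4q+4q^2+2q^3)-q^2y^2(1+4q+4q^2+q^3)$ with $P=1+3q+6q^2+6q^3+3q^4+2q^5+q^6$, a concave function of $y$. The larger of $X,X'$ is at most $q$ and $t-h/t$ increases with $t$, so
\begin{equation}\label{eq:Xdiff}
|X-X'|\le q-h/q=q(1-y).
\end{equation}
Hence $\mathcal I^2\le4(1+q)^4q^3(1-y)^2(1+q^2y)^2\le4\cdot\frac{16}9\cdot\frac{32}{27}Hq^3(1-y)$, because $(1-y)(1+y)^2\le\frac{32}{27}$. So it suffices that $(\Gamma-\delta)/q^2\ge\frac{1024}{243}q(1-y)$, which also shows $\delta\le\Gamma$. The right side is affine in $y$ and $\frac{1024}{243}<4.22$, so by concavity we need only check $y=0$ and $y=q^3$, with $4.22$ as the constant. At $y=0$: $P-4.22q\ge1-1.22q+6q^2>0$. At $y=q^3$ the left side is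
\begin{multline*}
1+3q+6q^2+4q^3-q^4-2q^5-q^6-q^8-4q^9-4q^{10}-q^{11}\\
=(1-q)(1+4q+10q^2+14q^3+13q^4+11q^5+10q^6+10q^7+9q^8+5q^9+q^{10}),
\end{multline*}
and $q(1-q^3)=(1-q)(q+q^2+q^3)$. Finally, $1+4q+10q^2+14q^3\ge4.22(q+q^2+q^3)$ since $1-0.22q>0$.
\end{proof}

Class $O_+$ is the hardest, because here both cycle contributions, the real and the imaginary one, are added with favorable signs. We relax the parameters to real numbers and use convexity to move to the corners.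

\begin{proof}[Proof of Lemma~\ref{lem:thetabase}: class $O_+$]
Allow real $0\le s\le q^2$, $0\le h\le q^3$, $0\le\sigma\le q+h^2/q$, let $\mathcal R$ be given by the formula for class $O_+$, and let
\[
\mathcal I^2=4(1+q)^4s(\sigma+2h)(1+h)^2 .
\]

\emph{$\mathcal R\ge0$.} The coefficient of $\sigma$ in $\mathcal R$ is $q^2-s\ge0$, so we may take $\sigma=0$. Then $\mathcal R$ is affine in $s$ and positive at $s=0$. At $s=q^2$ it is at least $H-q^4+h^2(1-q^2(2+q)^2)$, which is monotone in $h^2$ and hence at least the smaller of $H-q^4$ and $H-q^4+q^6-4q^8-4q^9-q^{10}$. Both are nonnegative, as $4q\ge4q^8$, $4q^2\ge4q^9$ and $q^4-q^6\le1-q^2\le1-q^{10}$.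

So $Q=\mathcal R^2+\mathcal I^2$ is nondecreasing in $\sigma$, and we put $\sigma=q+h^2/q$, $\sigma+2h=(q+h)^2/q$. Then $\mathcal R$ and $\mathcal I^2$ are affine in $s$, so $Q$ is convex in $s$. It remains to check $s=0$ and $s=q^2$.

\emph{$s=0$.} $\mathcal I=0$ and $\mathcal R=H+q^3+(1+q)h^2+2(1+q)^2h\le H+3q^3+4q^4+2q^5+q^6+q^7<H+\Gamma$.

\emph{$s=q^2$.} Now
\[
\mathcal R=H-q^4+2(1+q)^2(1-q^2)h-c_2h^2,\qquad c_2=q^2(2+q)^2-1=(1+q)^2(q^2+2q-1),
\]
and $\mathcal I^2=4(1+q)^4q\,\omega^2$ with $\omega=(q+h)(1+h)$. We claim that $Q$ is convex in $h\in[0,q^3]$. If $c_2\le0$, then $\mathcal R$ and $\omega$ are nonnegative convex functions of $h$, so their squares are convex. Let $c_2>0$. Then $(\mathcal R^2)''\ge2\mathcal R\mathcal R''=-4c_2\mathcal R$, and $\mathcal R\le H-q^4+2q^3(1+2q)=H+2q^3+3q^4$, since $(1+q)^2(1-q^2)\le1+2q$. Further, $(\omega^2)''=2\omega'^2+2\omega\omega''\ge2(1+q)^2+4q=2(1+4q+q^2)$. So $Q''\ge0$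 follows from
\[
2q(1+q)^2(1+4q+q^2)\ge(q^2+2q-1)(H+2q^3+3q^4),
\]
which holds because $q^2+2q-1\le2q$ and $(1+q)^2(1+4q+q^2)=1+6q+10q^2+6q^3+q^4\ge1+4q+4q^2+2q^3+3q^4$. So we check $h=0$ and $h=q^3$.

\emph{$s=q^2$, $h=0$.} $\mathcal R=H-q^4$ and $\mathcal I^2=4(1+q)^4q^3\le\frac{64}9Hq^3$. And $(\alpha D)^2-(H-q^4)^2=(\Gamma+q^4)(2H+\Gamma-q^4)\ge2Hq^2(1+4q)\ge\frac{64}9Hq^3$.

\emph{$s=q^2$, $h=q^3$.} Divide everything by $(1+q)^2$. Then $\alpha D$ becomes $T$. Since $H-q^4=(1+q)^2(1+2q-q^2)$, $\mathcal R$ becomes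
\[
T'=1+2q-q^2+2q^3(1-q^2)+q^6(1-2q-q^2)=1+2q-q^2+2q^3-2q^5+q^6-2q^7-q^8,
\]
and $\mathcal I$ becomes $2q^{3/2}(1+q^2)(1+q^3)$. We have
\begin{align*}
T-T'&=q^2(1+2q^2+2q^3+2q^5+q^6),\\
T+T'&=2+4q-q^2+4q^3+2q^4-2q^5+2q^6-2q^7-q^8,
\end{align*}
so
\begin{align*}
\frac{T^2-T'^2}{q^2}&=2+4q+3q^2+16q^3+8q^4+8q^5+24q^6+6q^8+8q^9-8q^{10}-2q^{12}-4q^{13}-q^{14},\\
4q(1+q^2)^2(1+q^3)^2&=4q+8q^3+8q^4+4q^5+16q^6+4q^7+8q^8+8q^9+4q^{11}.
\end{align*}
The difference of these two lines is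
\[
2+3q^2+8q^3+4q^5+8q^6-4q^7-2q^8-8q^{10}-4q^{11}-2q^{12}-4q^{13}-q^{14}\ge0,
\]
since the positive coefficients sum to $25$, the negative ones to $-25$, and the positive ones belong to lower powers.
\end{proof}

By Lemmas~\ref{lem:attach} and \ref{lem:thetabase}, Proposition~\ref{prop:goal} holds for bicyclic graphs that properly contain a non-bipartite theta graph. It remains to treat theta graphs themselves, $n=n_0$, where more is needed than $|f|\le\alpha Y^n$.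

\subsection{Theta graphs of even order $n\ge12$}
We show $(1+q)|f|\le\alpha^2Y^n$; see \eqref{eq:suff}. The classes are $E_\pm$.

If $q\ge\frac25$, then $\alpha-1-q=q^2(-1+3q-q^2+q^3)>0$, since the bracket is increasing and equals $0.104$ at $\frac25$. So $(1+q)|f|\le(1+q)\alpha Y^n\le\alpha^2Y^n$ by Lemma~\ref{lem:thetabase}.

Let $q\le\frac25$. We need $\mathcal R^2+\mathcal I^2\le(1+q)^4\alpha^4=T^4$. Squaring $T$ gives $T^2=H+\xi$ with
\[
\xi=4q^3+12q^4+8q^5+6q^6+12q^7+4q^8+4q^9+4q^{10}+q^{12}.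
\]
If $0\le\mathcal R\le H+\delta$ with $0\le\delta\le\xi$, it suffices, as in \eqref{eq:room1}, that $2H(\xi-\delta)\ge\mathcal I^2$. Note that $b+g=n+1\ge13$.

\emph{$E_+$.} In the previous subsection we found $\mathcal R\le H+q^3$ if $b\ge8$ and $\mathcal R\le H-2q^2$ if $b=4$. So we take $\delta=q^3$, and $\xi-\delta\ge3q^3+12q^4$. If $g=1$, then $b\ge12$, $h\le q^6$, and $X+X'\le q+q^5$ by \eqref{eq:Xsum}, so $\mathcal I^2\le4(1+q)^4q^3(1+q^4)^2$. If $g\ge3$, then $s\le q^3$. Moreover $(X+X')(1-XX')\le1$: this is clear if $X+X'\le1$, and otherwise $1-(X+X')(1-XX')=(1-X)(1-X')+XX'(X+X'-1)\ge0$. So the same bound for $\mathcal I^2$ holds. By \eqref{eq:H} and $(1+q^4)^2\le1.06$, $\mathcal I^2\le4.24(1+\frac79q)Hq^3$, and $2(3+12q)\ge4.24(1+\frac79q)$.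

\emph{$E_-$, $b=6$.} Now $g\ge7$, $s\le q^7$, and by \eqref{eq:b6} we can take $\delta=2q^3+3q^4+2q^5+16q^{10}$. Then $\xi-\delta\ge2q^3$ as $9q^4\ge16q^{10}$. Also $\mathcal I^2\le4(1+q)^4q^9(1+q^3)^2\le17.6q^9\le0.08q^3\le4Hq^3$.

\emph{$E_-$, $b\ge10$.} In \eqref{eq:b10} with $h\le q^5$, $q\le\frac25$,
\[
\delta\le q^3\bigl[1+q^2(2+4q+4q^2+2q^3)+q^7(1+4q+4q^2+q^3)\bigr]\le q^3[1+0.699+0.006]\le1.71q^3 .
\]
So $\xi-\delta\ge2.29q^3+12q^4$. By \eqref{eq:Xdiff}, $\mathcal I^2\le4(1+q)^4q^3(1+q^5)^2\le4.084(1+\frac79q)Hq^3$, as $(1+q^5)^2\le1.021$. And $2(2.29+12q)\ge4.084(1+\frac79q)$.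

\subsection{Theta graphs of odd order $n\ge17$}
We show $(1+q)|f|\le\alpha rY^n$. The classes are $O_\pm$. The hypothesis $n\ge17$ enters through $b+g=n+1\ge18$: if the even cycle is short, then $g$ is large and $s$ is tiny.

If $q\ge\sqrt3-1$, then $r^2-(1+q)^2=q^2(q^2+2q-2)\ge0$, so $(1+q)|f|\le(1+q)\alpha Y^n\le\alpha rY^n$ by Lemma~\ref{lem:thetabase}.

Let $q\le\sqrt3-1<0.7321$. We need $\mathcal R^2+\mathcal I^2\le(1+q)^4\alpha^2r^2=T^2\cdot(1+q)^2r^2$. By \eqref{eq:r2exp} this product is $(H+\xi)(H+\zeta)$ with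
\[
\zeta=2q^3+4q^4+4q^5+q^6\le\xi .
\]
If $0\le\mathcal R\le H+\delta$ with $\delta\ge 0$, the room for $\mathcal I^2$ is at least
\begin{equation}\label{eq:room2}
(H+\xi)(H+\zeta)-(H+\delta)^2=H(\xi+\zeta-2\delta)+\xi\zeta-\delta^2,
\end{equation}
where $\xi\zeta-\delta^2\ge0$ as soon as $\delta\le\zeta$, and
\[
\xi+\zeta=6q^3+16q^4+12q^5+7q^6+12q^7+4q^8+4q^9+4q^{10}+q^{12}.
\]

\emph{$O_-$.} Take $\delta=q^3+q^4+q^5\le\zeta$. The room is at least $H(4q^3+14q^4)\ge4H(1+\frac79q)q^3\ge4(1+q)^4q^3\ge\mathcal I^2$.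

\emph{$O_+$.} Here $g$ is even. Dropping the nonpositive terms with $s$, we may take $\delta=q^2\sigma+h^2+2(1+q)^2h$. Since $\sigma\le q+h^2/q$, we have $\sigma+2h\le q(1+h/q)^2$, and
\[
\delta\le q^3+(1+q)h^2+2(1+q)^2h,\qquad\mathcal I^2\le4(1+q)^4sq(1+h/q)^2(1+h)^2 .
\]
We distinguish $b=6$, $10$, $14$ and $b\ge18$.

\emph{$b=6$.} Then $g\ge12$, $s\le q^{12}$, $h=q^3$, and $\delta\le\delta_0=3q^3+4q^4+2q^5+q^6+q^7$. This is not below $\zeta$, so we compute with $\delta_0$ in place of $\delta$ in \eqref{eq:room2}. We have $\xi+\zeta-2\delta_0\ge8q^4+5q^6$. From $q^6$ on, the coefficients of $\xi\zeta$ are $8,40,80,96,92,88,78,52,36,\dots$, all nonnegative, and those of $\delta_0^2$ are $9,24,28,22,18,12,5,2,1$. So $\xi\zeta-\delta_0^2\ge-q^6$, and the room is at least $8Hq^4+5Hq^6-q^6\ge8Hq^4$. On the other hand, $\mathcal I^2\le\frac{64}9H(1+q^2)^2(1+q^3)^2q^{13}\le36Hq^{13}\le8Hq^4$, as $q^9\le0.061$.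

\emph{$b=10$.} Then $s\le q^8$, $h=q^5$ and $\delta\le q^3+2q^5+4q^6+2q^7+2q^{10}\le\zeta$, since $4q^6\le4q^4$, $2q^7\le2q^5$, $2q^{10}\le q^3+q^6$. The room is at least $4Hq^3$, as the remaining terms of $\xi+\zeta-2\delta$ are at least $16q^4+8q^5-q^6\ge0$. And $\mathcal I^2\le\frac{64}9Hq^9(1+q^4)^2(1+q^5)^2\le19Hq^9\le4Hq^3$, as $q^6\le0.155$.

\emph{$b=14$.} Then $s\le q^4$, $h=q^7$ and $\delta\le q^3+2q^7+4q^8+2q^9+2q^{14}\le\zeta$, since $2q^7+2q^9\le4q^4$, $4q^8\le4q^5$, $2q^{14}\le q^3+q^6$. The room is at least $H(4q^3+12q^4)$, because in $\xi+\zeta-2\delta$ we have $12q^5\ge4q^8$ and $4q^{10}\ge4q^{14}$. And $\mathcal I^2\le\frac{64}9Hq^5(1+q^6)^2(1+q^7)^2\le12Hq^5\le12Hq^4$.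

\emph{$b\ge18$.} Then $s\le q^2$, $h\le q^9$ and $\delta\le q^3+8q^9+2q^{18}\le q^3+10q^9\le\zeta$. The room is at least $H(4q^3+16q^4)$, as $20q^9\le12q^5$. By \eqref{eq:H}, $\mathcal I^2\le4H(1+\frac79q)q^3(1+q^8)^4$. Since $q^7\le\frac18$, $(1+q^8)^4\le(1+\frac q8)^4\le1+q$ by convexity, and $(1+\frac79q)(1+q)\le1+4q$.

So \eqref{eq:even} and \eqref{eq:odd} hold for all non-bipartite bicyclic graphs of type (ii).

\section{Two cycles that share one vertex}\label{sec:vertex}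

Let $\mathcal B$ consist of cycles $C_a,C_b$ with one common vertex. Since $\mathcal B$ is non-bipartite, we may take $a$ odd; the order is $n_0=a+b-1$. The vertex rule at the common vertex, with $V_a=xF_{a-1}+2F_{a-2}$, gives
\[
f=F_{b-1}f_{C_a}+F_{a-1}(2F_{b-2}+w_b),\qquad|f_{C_a}|=Y^a(1+q^a),\qquad F_{a-1}=Y^{a-1}\frac{1+q^a}{1+q}.
\]
By the triangle inequality $|f|/Y^{n_0}\le\frac{1+q^a}{1+q}K$ with the following $K$. If $b$ is even and $h=q^{b/2}$, then for $b\equiv2\pmod4$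
\[
K=1-h^2+\frac{2(q+h^2)}{1+q}+2h,\qquad(1+q)K=1+3q+2h(1+q)+h^2(1-q),
\]
and for $b\equiv0\pmod4$ the term $2h$ in $K$, and so $2h(1+q)$ in $(1+q)K$, may be dropped, as $0\le2F_{b-2}-2\le2F_{b-2}$. If $b$ is odd and $y=q^{b-2}$, then $|2F_{b-2}+w_b|=2\sqrt{F_{b-2}^2+1}$ and
\[
K=1+q^b+2q\sqrt{\frac{(1-qy)^2}{(1+q)^2}+y} .
\]

\subsection{The bound for the base}
We show $|f|\le\alpha Y^{n_0}$. Since $\frac{1+q^a}{1+q}\le1-q+q^2$ and $\alpha=(1-q+q^2)A$, it suffices that $K\le A$; note $(1+q)A=1+3q+2q^2+q^3+q^4$.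
\begin{itemize}
\item $b\equiv2\pmod4$: $h\le q^3$ gives $(1+q)(A-K)\ge2q^2-q^3-q^4-q^6+q^7=(1-q)(2q^2+q^3-q^6)\ge0$.
\item $b\equiv0\pmod4$: $h^2(1-q)\le2q^2$.
\item $b$ odd: the radicand is convex in $y\in[0,q]$ with end values $(1+q)^{-2}$ and $(1-q)^2+q=1-q+q^2$, so it is at most $1$, and $K\le1+q^3+2q=A$.
\end{itemize}
By Lemma~\ref{lem:attach} this settles $n>n_0$.

\subsection{The case $n=n_0$}
We show $(1+q^a)K\le\alpha r$, which gives $(1+q)|f|\le\alpha rY^n$. By \eqref{eq:poly10}, and since $(1+q)(1+2q-q^2+2q^3)=1+3q+q^2+q^3+2q^4$, it suffices that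
\begin{equation}\label{eq:K}
(1+q^a)(1+q)K\le(1+q^3)(1+3q+q^2+q^3+2q^4).
\end{equation}
For two odd cycles and $q$ close to $1$ we argue differently.
\begin{itemize}
\item \emph{$b$ even, $b\ne6$.} If $b\equiv2\pmod4$, then $h\le q^5$ and $2h(1+q)+h^2(1-q)\le2q^5+2q^6+q^{10}(1-q)\le q^2+q^3+2q^4$, by $2q^5\le2q^4$, $q^6\le q^3$ and $q^2-q^6\ge q^{10}(1-q)$. If $b\equiv0\pmod4$, then $h^2(1-q)\le q^4\le q^2$. In both cases $(1+q)K\le1+3q+q^2+q^3+2q^4$.
\item \emph{$b=6$.} Now $n$ is even, and $n\ge12$ gives $a\ge7$. The right side of \eqref{eq:K} minus $(1+q^7)(1+3q+2q^3+2q^4+q^6-q^7)$ is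
\[
q^2+3q^4+q^5+2q^7-3q^8-2q^{10}-2q^{11}-q^{13}+q^{14}\ge0,
\]
since $3q^4+q^5+2q^7\ge2q^8+2q^{10}+2q^{11}$ and $q^2-q^8\ge q^{13}(1-q)$.
\item \emph{Both odd.} Then $n$ is odd, so $n\ge17$, and we may assume $b\ge a$, so $b\ge9$. For $q\ge\sqrt3-1$ we have $1+q\le r$, so $(1+q)|f|\le(1+q)\alpha Y^n\le\alpha rY^n$ by the bound for the base. Let $q\le\frac34$. Then
\[
\sqrt{\tfrac{(1-qy)^2}{(1+q)^2}+y}\le\sqrt{\tfrac1{(1+q)^2}+y}\le\tfrac1{1+q}+\tfrac{(1+q)y}2\le\tfrac1{1+q}+y ,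
\]
and with $y\le q^7$ we get $(1+q)K\le1+3q+(1+q)(2q^8+q^9)\le1+3q+q^2$, as $(1+q)(2q^6+q^7)<1$. This implies \eqref{eq:K}.
\end{itemize}
With \eqref{eq:suff}, Proposition~\ref{prop:goal} is proved in all cases.\qed

\section{Odd orders: $P_n^{3,6}$ versus $P_n^{6,6}$}\label{sec:odd}

For even $n\ge12$, Theorem~\ref{thm:main} follows from \eqref{eq:even}, \eqref{eq:coulson} and Theorem~\ref{thm:bip}. For odd $n\ge17$, \eqref{eq:odd} gives $\mathcal E(G)\le\mathcal E(P_n^{3,6})$ for every non-bipartite $G$. It remains to compare $P_n^{3,6}$ with $P_n^{6,6}$. By \eqref{eq:atzero} this cannot be done pointwise for a fixed $n$, but the dependence on $n$ is pointwise monotone.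

\begin{lemma}\label{lem:mono}
For odd $n\ge13$ and all $x>0$, $\dfrac{g_{n+2}}{|\varphi_{n+2}|}>\dfrac{g_n}{|\varphi_n|}$. Hence $\mathcal E(P_n^{6,6})-\mathcal E(P_n^{3,6})$ is strictly increasing along odd $n\ge13$.
\end{lemma}
\begin{proof}
Let $\Delta_m=p_m^2-p_{m-1}p_{m+1}$. By \eqref{eq:p}, $p_m=c[AY^m+(-1)^mBY^{8-m}]$, so
\[
\Delta_m=(-1)^mc^2ABY^8(2+Y^2+Y^{-2}).
\]
Put $\Delta=|\Delta_m|>0$, which does not depend on $m$. For $j\ge0$ we have
\begin{equation}\label{eq:casorati}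
p_{r+1}p_{r-j}-p_rp_{r-j+1}=F_{j-1}\Delta_{r-j}.
\end{equation}
To see this, insert $p_r=F_jp_{r-j}+F_{j-1}p_{r-j-1}$, $p_{r+1}=F_{j+1}p_{r-j}+F_jp_{r-j-1}$ and, in the second product, $p_{r-j+1}=xp_{r-j}+p_{r-j-1}$. As $F_{j+1}-xF_j=F_{j-1}$, the left side becomes $F_{j-1}\bigl(p_{r-j}^2-xp_{r-j}p_{r-j-1}-p_{r-j-1}^2\bigr)=F_{j-1}\bigl(p_{r-j}^2-p_{r-j-1}p_{r-j+1}\bigr)$.

Let $\epsilon=F_4+2$, $\eta=x+w$ and $C=g_{n+1}\varphi_n-g_n\varphi_{n+1}$. By \eqref{eq:gphi},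
\[
C=\eta(p_{n+1}p_{n-3}-p_np_{n-2})-\epsilon(p_{n+1}p_{n-6}-p_np_{n-5})-\epsilon\eta(p_{n-2}p_{n-6}-p_{n-3}p_{n-5}).
\]
By \eqref{eq:casorati} with $(r,j)=(n,3),(n,6),(n-3,3)$ this is $\eta F_2\Delta_{n-3}-\epsilon F_5\Delta_{n-6}-\epsilon\eta F_2\Delta_{n-6}$. As $n$ is odd, $\Delta_{n-3}=\Delta$ and $\Delta_{n-6}=-\Delta$, so
\[
C=\Delta\bigl[\eta F_2(1+\epsilon)+\epsilon F_5\bigr].
\]
Both sequences satisfy $z_{n+2}=xz_{n+1}+z_n$, so $g_{n+2}\varphi_n=g_n\varphi_{n+2}+xC$. Here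
\[
\varphi_{n+2}=(p_{n+2}+xp_{n-1})+wp_{n-1},\qquad C=\Delta[xF_2(1+\epsilon)+\epsilon F_5]+w\Delta F_2(1+\epsilon).
\]
Both real parts are positive and both imaginary parts are positive multiples of the same $w/i$, so $\operatorname{Re}(\overline{\varphi_{n+2}}\,C)>0$. Since $x>0$ and $g_n>0$, it follows that $|g_{n+2}\varphi_n|>|g_n\varphi_{n+2}|$. The second claim follows from \eqref{eq:coulson}.
\end{proof}

\subsection{Splitting off the end cycles}\label{sec:split}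
Let a hexagon $v_0\cdots v_5$ be attached at $v_0$. The adjacency matrix preserves the span of $(e_1-e_5)/\sqrt2$ and $(e_2-e_4)/\sqrt2$, on which it has the eigenvalues $\pm1$. On the symmetric vectors $e_0$, $(e_1+e_5)/\sqrt2$, $(e_2+e_4)/\sqrt2$, $e_3$ the hexagon acts as a weighted path with edge weights $\sqrt2,1,\sqrt2$. For a triangle $v_0v_1v_2$ attached at $v_0$, the vector $e_1-e_2$ has eigenvalue $-1$, and $(e_1+e_2)/\sqrt2$ becomes a vertex with a loop of weight $1$, joined to $v_0$ by an edge of weight $\sqrt2$. So after splitting off these eigenvalues at both ends, all other eigenvalues are those of a weighted path. We describe such a path by its list of squared edge weights. Without loops, its characteristic polynomial is $\sum_k(-1)^ks_k\lambda^{N-2k}$, where $N$ is the number of vertices and $s_k$ is the sum over all $k$-matchings of the products of the squared weights.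

Recall that $\frac12\mathcal E$ is the sum of the positive eigenvalues, because the trace of the adjacency matrix is $0$.

\subsection{The order $n=17$}
\emph{$P_{17}^{6,6}$.} The two hexagons give the eigenvalues $\pm1$ twice, and there remains a weighted path on $13$ vertices with squared weights $2,1,2,1,1,1,1,1,1,2,1,2$. By the reflection at its middle vertex it splits into an antisymmetric part with squared weights $2,1,2,1,1$ and a symmetric part with squared weights $2,1,2,1,1,2$. Counting weighted matchings and writing $\mu=\lambda^2$, the characteristic polynomials are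
\[
\mu^3-7\mu^2+12\mu-4=(\mu-2)(\mu^2-5\mu+2),\qquad\lambda(\mu^3-9\mu^2+24\mu-18)=\lambda(\mu-3)(\mu^2-6\mu+6).
\]
If $\mu_1,\mu_2>0$ have sum $\Sigma_1$ and product $\Sigma_2$, then $\sqrt{\mu_1}+\sqrt{\mu_2}=\sqrt{\Sigma_1+2\sqrt{\Sigma_2}}$. Hence
\begin{align*}
\tfrac12\mathcal E(P_{17}^{6,6})&=2+\sqrt2+\sqrt{5+2\sqrt2}+\sqrt3+\sqrt{6+2\sqrt6}\\
&>2+1.41421+2.79793+1.73205+3.30136=11.24555 .
\end{align*}

\emph{$P_{17}^{3,6}$.} The eigenvalues split off are $-1$ and $\pm1$. There remains a weighted path on $14$ vertices whose first vertex has a loop of weight $1$, with squared weights $2,1,1,1,1,1,1,1,1,1,2,1,2$. Let $J$ be its matrix. The leading principal minors $D_j(\lambda)$ of $\lambda I-J$ are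
\begin{gather*}
D_0=1,\quad D_1=\lambda-1,\quad D_2=\lambda D_1-2,\quad D_j=\lambda D_{j-1}-D_{j-2}\ (3\le j\le11),\\
D_{12}=\lambda D_{11}-2D_{10},\quad D_{13}=\lambda D_{12}-D_{11},\quad D_{14}=\lambda D_{13}-2D_{12},
\end{gather*}
and $D_{14}$ is the characteristic polynomial of $J$. At $\lambda=0$ the sequence $D_0,\dots,D_{14}$ is
\[
1,-1,-2,1,2,-1,-2,1,2,-1,-2,1,4,-1,-8 .
\]
No term vanishes, so $-J$ has pivots $D_j(0)/D_{j-1}(0)$, and by Sylvester's law of inertia the number of positive eigenvalues of $J$ is the number of sign changes, which is $7$. Let $\lambda_1\ge\dots\ge\lambda_7$ be these eigenvalues.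

The following table gives $D_1,\dots,D_{14}$ at seven points.
\begin{center}\footnotesize
\begin{tabular}{c|rrrrrrr}
$\lambda$&0.3522&0.8556&1.2427&1.5526&1.8476&2.158&2.2364\\\hline
$D_1$&$-.64780$&$-.14440$&$.24270$&$.55260$&$.84760$&$1.15800$&$1.23640$\\
$D_2$&$-2.22816$&$-2.12355$&$-1.69840$&$-1.14203$&$-.43397$&$.49896$&$.76508$\\
$D_3$&$-.13696$&$-1.67251$&$-2.35330$&$-2.32572$&$-1.64941$&$-.08124$&$.47464$\\
$D_4$&$2.17992$&$.69255$&$-1.22605$&$-2.46888$&$-2.61348$&$-.67427$&$.29639$\\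
$D_5$&$.90472$&$2.26505$&$.82969$&$-1.50746$&$-3.17925$&$-1.37384$&$.18821$\\
$D_6$&$-1.86128$&$1.24543$&$2.25710$&$.12839$&$-3.26050$&$-2.29048$&$.12453$\\
$D_7$&$-1.56026$&$-1.19946$&$1.97521$&$1.70681$&$-2.84486$&$-3.56901$&$.09028$\\
$D_8$&$1.31175$&$-2.27169$&$.19749$&$2.52159$&$-1.99566$&$-5.41144$&$.07738$\\
$D_9$&$2.02226$&$-.74420$&$-1.72979$&$2.20822$&$-.84232$&$-8.10889$&$.08277$\\
$D_{10}$&$-.59951$&$1.63496$&$-2.34710$&$.90689$&$.43939$&$-12.08753$&$.10772$\\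
$D_{11}$&$-2.23341$&$2.14307$&$-1.18695$&$-.80018$&$1.65414$&$-17.97601$&$.15814$\\
$D_{12}$&$.41241$&$-1.43631$&$3.21917$&$-3.05615$&$2.17740$&$-14.61717$&$.13823$\\
$D_{13}$&$2.37866$&$-3.37197$&$5.18742$&$-3.94479$&$2.36883$&$-13.56783$&$.15098$\\
$D_{14}$&$.01294$&$-.01244$&$.00806$&$-.01239$&$.02184$&$-.04505$&$.06121$
\end{tabular}
\end{center}
The values were computed by the recursion, each step rounded to $8$ decimals, and are shown to $5$. The accumulated errors satisfy $e_1=0$, $e_2\le10^{-8}$ and $e_j\le\lambda e_{j-1}+\kappa_je_{j-2}+10^{-8}$, where $\kappa_{12}=\kappa_{14}=2$ and $\kappa_j=1$ otherwise; iterating this with $\lambda=2.2364$ gives $e_{14}<2\cdot10^{-3}$ for all seven points. So the signs of $D_{14}$ in the last row are correct, and with $D_{14}(0)=-8$ they alternate along $0,\,0.3522,\dots,2.2364$. Each of the seven intervals between consecutive points contains a zero of $D_{14}$, and there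 are only seven positive zeros. So $\lambda_1<2.2364$, $\lambda_2<2.158$, and so on, and
\[
\sum_{i=1}^7\lambda_i<2.2364+2.158+1.8476+1.5526+1.2427+0.8556+0.3522=10.2451 .
\]
With the eigenvalue $1$ of the hexagon, $\frac12\mathcal E(P_{17}^{3,6})<11.2451<11.24555<\frac12\mathcal E(P_{17}^{6,6})$.

\subsection{End of the proof of the positive part}
By Lemma~\ref{lem:mono}, $\mathcal E(P_n^{3,6})<\mathcal E(P_n^{6,6})$ for all odd $n\ge17$. So for odd $n\ge17$ every connected non-bipartite bicyclic graph of order $n$ has energy at most $\mathcal E(P_n^{3,6})<\mathcal E(P_n^{6,6})$, and Theorem~\ref{thm:bip} covers the bipartite graphs. This completes the positive part of Theorem~\ref{thm:main}; in particular the conjecture is proved.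

\subsection{The orders $15$ and $13$}
\emph{$P_{15}^{6,6}$.} As before, there are the eigenvalues $\pm1$ twice, and a weighted path that splits by reflection into parts with squared weights $2,1,2,1$ and $2,1,2,1,2$. The characteristic polynomials are $\lambda(\mu^2-6\mu+7)$ and $\mu^3-8\mu^2+17\mu-8$. So $\frac12\mathcal E(P_{15}^{6,6})=2+\sqrt{6+2\sqrt7}+s$, where $s=\sum\sqrt{\mu_i}$ over the roots of the cubic. With $t=\sum_{i<j}\sqrt{\mu_i\mu_j}$ we have $s^2=8+2t$ and $t^2=17+2\sqrt8\,s$, so $s=\psi(s)$ for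
\[
\psi(\varsigma)=\sqrt{8+2\sqrt{17+2\sqrt8\,\varsigma}},
\]
which is increasing and concave with $\psi(0)>0$. Since $2\sqrt8\cdot4.596<26$ and $\sqrt{43}<6.5575$, $\psi(4.596)<\sqrt{21.115}<4.5952<4.596$. If $s\ge4.596$, concavity between $0$ and $s$ would give $\psi(4.596)\ge4.596$. So $s<4.596$, and $\frac12\mathcal E(P_{15}^{6,6})<2+3.3603+4.596=9.9563$.

\emph{$P_{15}^{3,6}$.} The analogous weighted path has $12$ vertices, and its minors are $D_0,D_1,D_2$ as before, $D_j=\lambda D_{j-1}-D_{j-2}$ for $3\le j\le9$, $D_{10}=\lambda D_9-2D_8$, $D_{11}=\lambda D_{10}-D_9$, $D_{12}=\lambda D_{11}-2D_{10}$. The values are as follows.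
\begin{center}\footnotesize
\begin{tabular}{c|rrrrrr}
$\lambda$&0.42&1&1.39&1.76&2.154&2.236\\\hline
$D_1$&$-.5800$&$0$&$.3900$&$.7600$&$1.1540$&$1.2360$\\
$D_2$&$-2.2436$&$-2$&$-1.4579$&$-.6624$&$.4857$&$.7637$\\
$D_3$&$-.3623$&$-2$&$-2.4165$&$-1.9258$&$-.1078$&$.4716$\\
$D_4$&$2.0914$&$0$&$-1.9010$&$-2.7271$&$-.7178$&$.2909$\\
$D_5$&$1.2407$&$2$&$-.2259$&$-2.8738$&$-1.4385$&$.1787$\\
$D_6$&$-1.5703$&$2$&$1.5870$&$-2.3308$&$-2.3806$&$.1088$\\
$D_7$&$-1.9003$&$0$&$2.4318$&$-1.2284$&$-3.6894$&$.0645$\\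
$D_8$&$.7722$&$-2$&$1.7933$&$.1688$&$-5.5663$&$.0355$\\
$D_9$&$2.2246$&$-2$&$.0608$&$1.5254$&$-8.3005$&$.0148$\\
$D_{10}$&$-.6101$&$2$&$-3.5020$&$2.3473$&$-6.7466$&$-.0379$\\
$D_{11}$&$-2.4808$&$4$&$-4.9286$&$2.6058$&$-6.2317$&$-.0995$\\
$D_{12}$&$.1783$&$0$&$.1533$&$-.1084$&$.0702$&$-.1467$
\end{tabular}
\end{center}
The column $\lambda=1$ is exact. The others were computed with $6$ decimals and are shown with $4$; the error recursion, now with $10^{-6}$ in place of $10^{-8}$ and with $\kappa_{10}=\kappa_{12}=2$, $\kappa_j=1$ otherwise, bounds the error of $D_{12}$ by $0.03$. Since $D_{12}$ is monic, the signs $+,-,+,-,+$ at $\infty,\,2.236,\,2.154,\,1.76,\,1.39$ give zeros greater than $2.236$, $2.154$, $1.76$ and $1.39$, one in each interval. Further, $1$ is a zero, and because $D_{12}$ is positive at both $0.42$ and $1.39$, the number of zeros between, counted with multiplicity, is even; so besides $1$ there is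 another zero greater than $0.42$ (possibly $1$ itself, as a multiple zero). Therefore, with the eigenvalue $1$ of the hexagon,
\[
\tfrac12\mathcal E(P_{15}^{3,6})\ge1+(2.236+2.154+1.76+1.39+1+0.42)=9.96>9.9563>\tfrac12\mathcal E(P_{15}^{6,6}).
\]
By Lemma~\ref{lem:mono}, $\mathcal E(P_{13}^{6,6})-\mathcal E(P_{13}^{3,6})<\mathcal E(P_{15}^{6,6})-\mathcal E(P_{15}^{3,6})<0$. The graphs $P_n^{3,6}$ have maximum degree $3$. This completes the proof of Theorem~\ref{thm:main}.\qed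

\begin{thebibliography}{1}
\bibitem{LSWL} Xueliang Li, Yongtang Shi, Meiqin Wei, Jing Li, \emph{On a conjecture about tricyclic graphs with maximal energy}, arXiv:1312.0204 (2013).
\end{thebibliography}
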